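\title{Casimir algebras and the Chevalley involution\\ on zero weight spaces}

\begin{abstract}
Let $V$ be a self-dual simple finite-dimensional module over a complex simple Lie algebra $\mathfrak g$, with nonzero zero weight space $V[0]$. The Casimir operators of the root $\mathfrak{sl}_2$-subalgebras of $\mathfrak g$ act on $V[0]$ and commute there with the Chevalley involution. We prove the conjecture that $V[0]$ is irreducible under these operators if and only if the Chevalley involution acts on $V[0]$ as a scalar. The proof uses the known cases of $\mathfrak{sl}_n$, of $\mathfrak g_2$ and of certain highest weights in the classical types, and it treats all other cases. Outside types $A$ and $G_2$ it also gives the list of all modules that satisfy the two equivalent conditions. Cartan products and restriction to subalgebras of maximal rank exclude every highest weight outside the list, and irreducibility is then proved for each module on the list.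
\end{abstract}

\section{Introduction}

Let $\mathfrak g$ be a complex simple Lie algebra with Cartan subalgebra $\mathfrak h$, root system $\Phi\subset\mathfrak h^*$, positive roots $\Phi_+$ and Weyl group $W$. All modules are finite-dimensional, and all algebras are unital. For $\alpha\in\Phi_+$ choose root vectors $e_\alpha\in\mathfrak g_\alpha$ and $f_\alpha\in\mathfrak g_{-\alpha}$ such that $h_\alpha=[e_\alpha,f_\alpha]$ is the coroot. They span a subalgebra $\mathfrak{sl}_2^\alpha$, whose Casimir operator
\[
\kappa_\alpha=e_\alpha f_\alpha+f_\alpha e_\alpha+\tfrac12h_\alpha^2\in U\mathfrak g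
\]
does not depend on the choice of $e_\alpha$ and $f_\alpha$. The \emph{Casimir algebra} $\mathcal C=\mathcal C_{\mathfrak g}$ is the subalgebra of $U\mathfrak g$ generated by the $\kappa_\alpha$, $\alpha\in\Phi_+$. Each $\kappa_\alpha$ commutes with $\mathfrak h$, so $\mathcal C$ preserves every weight space $V[\mu]$ of a $\mathfrak g$-module $V$. This paper is about the action of $\mathcal C$ on the zero weight space $V[0]$ of a simple module.

To see what this action records, decompose $V$ under $\mathfrak{sl}_2^\alpha$ and say that a simple summand of dimension $2j+1$ has \emph{spin} $j$. On it $\kappa_\alpha$ is the scalar $2j(j+1)$. These scalars are distinct, so the image of $\mathcal C$ in $\operatorname{End}V[0]$ is generated by the projections onto the spin components, for all roots at once. The Weyl group acts on $V[0]$, the reflection $s_\alpha$ acting by $(-1)^j$ on the component of spin $j$. Thus the image of $\mathcal C$ contains the image of $\mathbb C[W]$, and the Casimir algebra refines the Weyl group action by remembering the spins and not only their parities.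

When is $V[0]$ irreducible under $\mathcal C$? There is one visible obstruction. The \emph{Chevalley involution} $\Theta$ is the automorphism of $\mathfrak g$ with $\Theta(h)=-h$ for $h\in\mathfrak h$ and $\Theta(e_i)=-f_i$, $\Theta(f_i)=-e_i$ on the Chevalley generators. The twist of a simple module $V$ by $\Theta$ is isomorphic to $V^*$. If $V$ is self-dual, there is therefore a linear isomorphism $\Theta_V\colon V\to V$, unique up to a nonzero scalar, with
\[
\Theta_V(Xv)=\Theta(X)\,\Theta_V(v)\qquad(X\in\mathfrak g,\ v\in V).
\]
It maps $V[\mu]$ to $V[-\mu]$, so it preserves $V[0]$. Since $\Theta$ fixes every $\kappa_\alpha$, the eigenspaces of $\Theta_V$ on $V[0]$ are $\mathcal C$-submodules, and irreducibility forces $\Theta_V$ to be a scalar on $V[0]$.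

There is also a reason to expect that this is the only obstruction. The centralizer $(U\mathfrak g)^{\mathfrak h}$ acts irreducibly on $V[0]$, because $V=U\mathfrak g\cdot v$ for $0\ne v\in V[0]$ and hence $V[0]=(U\mathfrak g)^{\mathfrak h}v$. If $\Theta_V$ is a scalar on $V[0]$, then $u\in(U\mathfrak g)^{\mathfrak h}$ and $\frac12(u+\Theta(u))$ act on $V[0]$ in the same way, so the $\Theta$-fixed part of $(U\mathfrak g)^{\mathfrak h}$ still acts irreducibly. The question is whether its subalgebra $\mathcal C$, generated by $|\Phi_+|$ quadratic elements, is already enough. For $\mathfrak{sl}_2$ the space $V[0]$ is a line and there is nothing to prove. For the adjoint module $V[0]=\mathfrak h$, the involution is $-1$, and $\mathfrak h$ is irreducible (Example~\ref{ex:adjoint}). The following conjecture is posed in \cite{MTL}.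

\medskip
\noindent\textbf{Conjecture.} \emph{Let $V$ be a simple $\mathfrak g$-module which is self-dual and has $V[0]\ne0$. Then $V[0]$ is irreducible under $\mathcal C_{\mathfrak g}$ if and only if $\Theta_V$ acts as a scalar on $V[0]$.}
\medskip

We prove it. In the classical types highest weights are written in the usual coordinates $\lambda=(\lambda_1,\dots,\lambda_n)=\sum\lambda_i\varepsilon_i$; trailing zeros are omitted and $(a^p,b^q,\dots)$ denotes repetition. In the exceptional types $\omega_i$ are the fundamental weights in the Bourbaki numbering.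

\begin{theorem}\label{thm:main}
Let $\mathfrak g$ be a complex simple Lie algebra and let $V=V(\lambda)$ be a simple self-dual $\mathfrak g$-module with $V[0]\neq0$. Then $V[0]$ is irreducible under $\mathcal C_{\mathfrak g}$ if and only if $\Theta_V$ is a scalar on $V[0]$. If $\mathfrak g$ is not of type $A$ or $G_2$ and $\lambda\ne0$, this happens exactly for the following $\lambda$, where $r\ge1$ and $k\ge1$.
\begin{center}
\begin{tabular}{ll}
\hline
$B_n$, $n\ge3$ & $(1^c)$ with $1\le c\le n$; \ $(r)$; \ $(2,2)$\\
$C_2=B_2$ & $(2r,0)$; \ $(r,r)$, in the coordinates of $\mathfrak{sp}_4$\\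
$C_n$, $n\ge3$ & $(1^{2k})$ with $2k\le n$; \ $(2r)$; \ $(2,2)$;\\
 & also $(2,2,2)$ if $n=3$ and $(2,2,2,2)$ if $n=4$\\
$D_n$, $n\ge4$ & $(1^{2k})$ with $2k<n$, and $(1^{n-1},\pm1)$ if $n$ is even; \ $(2r)$; \ $(2,2)$;\\
 & also $(r,r,r,\pm r)$ if $n=4$\\
$E_6$ & $\omega_2$, \ $2\omega_2$, \ $\omega_1+\omega_6$\\
$E_7$ & $\omega_1$, \ $2\omega_1$, \ $\omega_6$, \ $2\omega_7$\\
$E_8$ & $\omega_8$, \ $2\omega_8$, \ $\omega_1$\\
$F_4$ & $\omega_4$, \ $2\omega_4$, \ $\omega_1$, \ $2\omega_1$\\
\hline
\end{tabular}
\end{center}
\end{theorem}

The following cases of the conjecture are known, and we use them without proof.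

\begin{theorem}[known cases]\label{thm:known}
The conjecture holds for $\mathfrak g=\mathfrak{sl}_n$ and $\mathfrak g=\mathfrak g_2$, and for $\mathfrak g=\mathfrak{so}_{2n},\mathfrak{so}_{2n+1},\mathfrak{sp}_{2n}$ when the highest weight $\lambda=(\lambda_1,\dots,\lambda_n)$ satisfies $\lambda_i=0$ for $i>n/2$.
\end{theorem}

In types $B$, $C$, $D$ we need Theorem~\ref{thm:known} only for weights with a single nonzero coordinate.

Call a simple module $V(\lambda)$, or its highest weight $\lambda$, \emph{good} if it is self-dual, $V(\lambda)[0]\ne0$ and $\Theta_{V(\lambda)}$ is a scalar on $V(\lambda)[0]$. Call it \emph{bad} if $V(\lambda)[0]\neq0$ and it is not good. What has to be proved is that good implies irreducible. We do not deduce irreducibility from goodness directly. Instead we show that outside types $A$ and $G_2$ goodness is rare, and then examine the few survivors.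

The first half rests on two inheritance properties (Section~\ref{sec:bad}). Badness passes from $\lambda$ to $\lambda+\mu$ through the Cartan product, and it passes from a subalgebra of maximal rank to $\mathfrak g$. Two small bad modules, $S^3\mathbb C^3$ for $\mathfrak{sl}_3$ and the $35$-dimensional module of $\mathfrak{sp}_4$, then generate all the badness that we need (Sections~\ref{sec:rank2}, \ref{sec:classical} and \ref{sec:exceptional}). The second half (Section~\ref{sec:irred}) has a recurring argument. The Casimir operator of $\mathfrak g$ acts on $V[0]$ as a known scalar and is a positive combination of the $\kappa_\alpha$. A vector that avoids the highest spins makes this combination too small, so every nonzero submodule must meet the components of highest spin, and these are lines. Section~\ref{sec:rank2} shows both halves for $\mathfrak{sp}_4$, and Section~\ref{sec:proof} assembles the proof.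

\section{Spins, the Weyl group and the Casimir operator}\label{sec:prelim}

\subsection{Standard facts}
Fix a $W$-invariant inner product $(\cdot,\cdot)$ on the real span of $\Phi$, normalized later as convenient. Let $Q$ be the root lattice, $\rho$ the half-sum of the positive roots, $\theta$ the highest root, $w_0$ the longest element of $W$, and $G$ the simply connected group with Lie algebra $\mathfrak g$. We write $x\sim y$ if $x$ and $y$ are $W$-conjugate. We use the following facts.
\begin{itemize}
\item[(F1)] For dominant $\lambda$, $V(\lambda)[0]\ne0$ if and only if $\lambda\in Q$.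
\item[(F2)] The weights $\nu$ of $V(\lambda)$ lie in $\lambda+Q$ and in the convex hull of $W\lambda$. They satisfy $|\nu|\le|\lambda|$, with equality exactly for the \emph{extremal} weights $\nu\in W\lambda$, which have multiplicity one. Hence a vector of extremal weight $x$ is killed by $\mathfrak g_\alpha$ whenever $(x,\alpha)\ge0$, as then $|x+\alpha|>|\lambda|$.
\item[(F3)] A module over a reductive Lie algebra on which the Cartan subalgebra acts semisimply is determined by its weights and their multiplicities. In particular $V(\lambda)^*\cong V(-w_0\lambda)$. One has $w_0=-1$ in types $B_n$, $C_n$, $D_n$ ($n$ even), $E_7$, $E_8$, $F_4$. For $D_n$ with $n$ odd, $-w_0$ changes the sign of $\lambda_n$; for $E_6$ it is the nontrivial diagram automorphism.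
\item[(F4)] An automorphism of $\mathfrak g$ which is the identity on $\mathfrak h$ is $\operatorname{Ad}(t)$ with $t$ in the maximal torus $T\subset G$, and $T$ acts trivially on vectors of weight zero.
\item[(F5)] In an irreducible root system the graph joining non-orthogonal roots is connected, and the Weyl group is transitive on the roots of a given length.
\end{itemize}

\subsection{Hermitian structure}
A compact real form of $\mathfrak g$ gives an antilinear anti-automorphism $x\mapsto x^*$ of $\mathfrak g$ which fixes the coroots, and the root vectors can be chosen with $e_\alpha^*=f_\alpha$. For $\alpha\in\Phi_+$ put $e_{-\alpha}=f_\alpha$, $f_{-\alpha}=e_\alpha$, $h_{-\alpha}=-h_\alpha$, so that $\kappa_{-\alpha}=\kappa_\alpha$. Every module $V$ has a positive definite Hermitian form, linear in the first variable, with $(xv,w)=(v,x^*w)$. Non-isomorphic simple submodules are orthogonal, and so are distinct weight spaces. On $\mathfrak g$ itself we take $(x,y)=B(x,y^*)$, where $B$ is the invariant bilinear form that induces $(\cdot,\cdot)$ on $\mathfrak h^*$. We identify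 $\mathfrak h$ with $\mathfrak h^*$ by $B$; then
\[
h_\alpha=\frac{2\alpha}{(\alpha,\alpha)},\qquad (e_\alpha,e_\alpha)=\frac{2}{(\alpha,\alpha)}.
\]
On a symmetric square $S^2M$ we take $(xy,zw)=(x,z)(y,w)+(x,w)(y,z)$.

The $\kappa_\alpha$ are self-adjoint. So the orthogonal complement in $V[0]$ of a $\mathcal C$-submodule is a $\mathcal C$-submodule, and $V[0]$ is completely reducible. From now on ``submodule of $V[0]$'' and ``irreducible'' refer to $\mathcal C$ unless another algebra or group is named.

On $V[0]$ we have $\kappa_\alpha=2e_\alpha f_\alpha$, with eigenvalues $2j(j+1)=0,4,12$ for the spins $j=0,1,2$. The multiplicity of spin $j$ in $V[0]$ is $\dim V[j\alpha]-\dim V[(j+1)\alpha]$. In particular spin $j$ occurs only if $j\alpha$ is a weight, and if $V[j\alpha]=\mathbb Cv$ is a line and $(j+1)\alpha$ is not a weight, then the component of spin $j$ is the line $\mathbb Cf_\alpha^jv$.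

The element $n_\alpha=\exp\frac{\pi}{2}(e_\alpha-f_\alpha)\in G$ normalizes $T$ and represents the reflection $s_\alpha$. It is unitary on every module, and $\operatorname{Ad}(n_\alpha)$ commutes with $*$. As $T$ acts trivially on $V[0]$, the $n_\alpha$ define an action of $W$ on $V[0]$. The reflection $s_\alpha$ acts by $(-1)^j$ on spin $j$, because $n_\alpha$ sends $x^jy^j\in S^{2j}\mathbb C^2$ to $(-1)^jx^jy^j$. Comparing eigenvalues,
\begin{equation}\label{eq:kappa-s}
\kappa_\alpha w=2(1-s_\alpha)w\qquad\text{if $w\in V[0]$ has only components of spin $0$ and $1$ for $\mathfrak{sl}_2^\alpha$.}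
\end{equation}
Hence, if no $2\alpha$ is a weight of $V$, then $\mathcal C$ and $\mathbb C[W]$ have the same image in $\operatorname{End}V[0]$.

The Casimir operator of $\mathfrak g$ with respect to $B$ is the sum of a quadratic element of $U\mathfrak h$, which kills $V[0]$, and of $\sum_{\alpha>0}\frac{(\alpha,\alpha)}{2}(e_\alpha f_\alpha+f_\alpha e_\alpha)$. It acts on $V(\lambda)$ by $(\lambda,\lambda+2\rho)$. Therefore
\begin{equation}\label{eq:omega}
\Omega:=\sum_{\alpha>0}\frac{(\alpha,\alpha)}2\,\kappa_\alpha\in\mathcal C\quad\text{acts on $V(\lambda)[0]$ as the scalar $(\lambda,\lambda+2\rho)$.}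
\end{equation}

\subsection{The involution}
Since $\Theta=-1$ on $\mathfrak h$, we have $\Theta(e_\alpha)=cf_\alpha$ and $\Theta(f_\alpha)=c'e_\alpha$, and applying $\Theta$ to $[e_\alpha,f_\alpha]=h_\alpha$ gives $cc'=1$. So $\Theta(\kappa_\alpha)=\kappa_\alpha$, the operator $\Theta_V$ commutes with $\mathcal C$, and Schur's lemma gives the easy half of Theorem~\ref{thm:main}.

\begin{lemma}\label{lem:easy}
If $V$ is simple and self-dual and $V[0]\neq0$ is irreducible, then $V$ is good.
\end{lemma}

Three further remarks are used repeatedly. First, $\Theta^2=1$, so $\Theta_V^2$ commutes with $\mathfrak g$ and is a nonzero scalar; hence $\Theta_V$ is diagonalizable. Second, say that a linear map $\phi$ between modules \emph{intertwines along $\Theta$} if $\phi(Xv)=\Theta(X)\phi(v)$. If $\phi\colon M\to M$ is invertible and intertwines along $\Theta$, it maps a simple submodule $V$ to a submodule with the opposite weights, which is isomorphic to $V^*$ by (F3). So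
\begin{equation}\label{eq:twist}
\text{if $V\cong V^*$ occurs once in $M$, then $\phi(V)=V$ and $\phi|_V$ is a multiple of $\Theta_V$.}
\end{equation}
Third, a diagram automorphism of $\mathfrak g$, which permutes the Chevalley generators, commutes with $\Theta$ and permutes the $\kappa_\alpha$. Twisting a module by it changes neither goodness nor the irreducibility of $V[0]$.

\section{How badness propagates}\label{sec:bad}

To show that $\lambda$ is bad one needs two vectors in $V(\lambda)[0]$ on which $\Theta_V$ has different eigenvalues. For large $\lambda$ we produce them by multiplying vectors of smaller modules. Fix highest weight vectors $v_\lambda\in V(\lambda)$. The module $V(\lambda+\mu)$ occurs once in $V(\lambda)\otimes V(\mu)$. Let $\pi$ be the projection onto it with $\pi(v_\lambda\otimes v_\mu)=v_{\lambda+\mu}$, and write $x\cdot y=xy=\pi(x\otimes y)$. This is the \emph{Cartan product}. It makes $\bigoplus_\lambda V(\lambda)$ into the coordinate ring of the quotient of $G$ by a maximal unipotent subgroup; what we need of this is the following.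

\begin{lemma}\label{lem:cartan}
The Cartan product is commutative and associative, $\mathfrak g$ acts by derivations, and the product of nonzero vectors $x\in V(\lambda)$, $y\in V(\mu)$ is nonzero.
\end{lemma}

\begin{proof}
Let $\xi_\lambda\in V(\lambda)^*$ be the coefficient of $v_\lambda$, and for $x\in V(\lambda)$ let $F_x$ be the regular function $g\mapsto\xi_\lambda(gx)$ on $G$. The map $x\mapsto F_x$ is injective on $V(\lambda)$, since $Gx$ spans $V(\lambda)$ for $x\ne0$. The forms $\xi_\lambda\otimes\xi_\mu$ and $\xi_{\lambda+\mu}\circ\pi$ agree: both vanish on the weight spaces of weight $\ne\lambda+\mu$ and take the value $1$ on $v_\lambda\otimes v_\mu$. Hence $F_xF_y=F_{xy}$, and the ring of regular functions on the irreducible variety $G$ is a commutative domain. The derivation property is the equivariance of $\pi$.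
\end{proof}

\begin{lemma}[sums]\label{lem:sum}
Let $\lambda$ and $\mu$ be self-dual dominant weights. If $\lambda$ is bad and $\mu\in Q$, then $\lambda+\mu$ is bad.
\end{lemma}

\begin{proof}
Write $\Theta_\nu=\Theta_{V(\nu)}$. The maps $\Theta_{\lambda+\mu}\circ\pi$ and $\pi\circ(\Theta_\lambda\otimes\Theta_\mu)$ from $V(\lambda)\otimes V(\mu)$ to $V(\lambda+\mu)$ are nonzero and intertwine along $\Theta$. Composing them with $\Theta_{\lambda+\mu}^{-1}$ gives module maps, which are multiples of $\pi$, so the two maps are proportional. Choose eigenvectors $x,x'\in V(\lambda)[0]$ of $\Theta_\lambda$ with different eigenvalues. Since $\mu\in Q$, there is an eigenvector $y\in V(\mu)[0]$ of $\Theta_\mu$ by (F1). Then $xy$ and $x'y$ are nonzero by Lemma~\ref{lem:cartan}, and they are eigenvectors of $\Theta_{\lambda+\mu}$ in $V(\lambda+\mu)[0]$ with different eigenvalues.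
\end{proof}

So it suffices to find the minimal bad weights. For these we restrict to subalgebras. A subset $\Psi=-\Psi$ of $\Phi$ is \emph{closed} if $\alpha,\beta\in\Psi$ and $\alpha+\beta\in\Phi$ imply $\alpha+\beta\in\Psi$. Then $\mathfrak l=\mathfrak h\oplus\bigoplus_{\alpha\in\Psi}\mathfrak g_\alpha$ is a reductive subalgebra, stable under $\Theta$, with Cartan subalgebra $\mathfrak h$. Because $\mathfrak l$ contains $\mathfrak h$, weight zero for $\mathfrak l$ is weight zero for $\mathfrak g$.

\begin{lemma}[restriction]\label{lem:restr}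
Let $\mathfrak l=\mathfrak l_1\oplus\mathfrak l_2$ with $\mathfrak l$ as above, $\mathfrak l_1$ a simple ideal and $\mathfrak l_2$ the complementary ideal, which contains the center. Let $X=X_1\otimes X_2$ be a simple $\mathfrak l$-submodule of a simple $\mathfrak g$-module $V$, with $X[0]\neq0$. If $V$ is good, then the $\mathfrak l_1$-module $X_1$ is good.
\end{lemma}

\begin{proof}
The map $\Theta_V$ is a scalar on $X[0]$ and $X=U\mathfrak l\cdot X[0]$, so $\Theta_VX=U\mathfrak l\cdot\Theta_VX[0]=X$. On the other hand $\Theta_VX$ has the weights of $X^*$, so $X\cong X^*$ by (F3), and restricting to $\mathfrak l_i$ gives $X_i\cong X_i^*$. Hence there are isomorphisms $\Theta_i\colon X_i\to X_i$ that intertwine along $\Theta|_{\mathfrak l_i}$, and by Schur's lemma $\Theta_V|_X$ is a multiple of $\Theta_1\otimes\Theta_2$. This operator is a scalar on $X[0]=X_1[0]\otimes X_2[0]$. Applying it to $x\otimes y$ with $y$ a fixed eigenvector of $\Theta_2$ in $X_2[0]$, we see that $\Theta_1$ is a scalar on $X_1[0]\neq0$. Finally, $\Theta|_{\mathfrak l_1}$ and the Chevalley involution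 of $\mathfrak l_1$ are both $-1$ on the Cartan subalgebra of $\mathfrak l_1$. By (F4) they differ by $\operatorname{Ad}(t)$, and $t$ acts trivially on $X_1[0]$.
\end{proof}

Fix a system of positive roots of $\Psi$, not necessarily contained in $\Phi_+$. A nonzero weight vector killed by the corresponding root vectors is called \emph{$\mathfrak l$-highest}. If its weight is $\nu$, it generates a simple $\mathfrak l$-module $X$, and $X[0]\neq0$ if and only if $\nu$ lies in the lattice $\mathbb Z\Psi$, by (F1) for $\mathfrak l$. By Lemma~\ref{lem:cartan}, Cartan products of $\mathfrak l$-highest vectors are $\mathfrak l$-highest. By (F2), extremal vectors whose weight is dominant for $\Psi$ are $\mathfrak l$-highest. This gives a criterion on weights alone.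

\begin{corollary}\label{cor:extremal}
Let $x\in W\lambda\cap\mathbb Z\Psi$ be dominant for $\Psi$. If $\lambda$ is good, then the restriction of $x$ to each simple ideal of $\mathfrak l$ is a good weight of that ideal.
\end{corollary}

The cheapest way for $X_1$ to fail is not to be self-dual, and this happens already for $\mathfrak{sl}_3$.

\begin{lemma}[$A_2$-criterion]\label{lem:A2}
Let $\alpha,\beta$ be simple roots of a closed subsystem $\Psi\subset\Phi$ of type $A_2$. If a simple module $V$ contains a nonzero vector of weight $\alpha+2\beta$ killed by $e_\alpha$ and $e_\beta$, then $V$ is bad. The same holds for the weight $2\alpha+\beta$.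
\end{lemma}

\begin{proof}
The roles of $\alpha$ and $\beta$ are symmetric. The weight $\nu=\alpha+2\beta$ lies in $\mathbb Z\Psi$ and has $\nu(h_\alpha)=0$, $\nu(h_\beta)=3$. So the vector generates a copy of $S^3\mathbb C^3$ or of its dual, with $X[0]\neq0$, and this $\mathfrak{sl}_3$-module is not self-dual. Apply Lemma~\ref{lem:restr} with $\mathfrak l_2$ the center of $\mathfrak l$.
\end{proof}

Concretely, if $V$ is self-dual then $\Theta_V$ carries the copy $X$ of $S^3\mathbb C^3$ to a copy of the dual module, which meets $X$ in $0$. A zero weight vector of $X$ is therefore not an eigenvector of $\Theta_V$.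

\section{The case of $\mathfrak{sp}_4$}\label{sec:rank2}

Let $\mathfrak g=\mathfrak{sp}_4$, with roots $\pm2\varepsilon_1,\pm2\varepsilon_2,\pm\varepsilon_1\pm\varepsilon_2$ and $(\varepsilon_i,\varepsilon_j)=\delta_{ij}$. The dominant weights in $Q$ are the $(a,b)$ with $a\ge b\ge0$ and $a+b$ even, all modules are self-dual, $\rho=(2,1)$, and
\[
\dim V(a,b)=\tfrac16(a-b+1)(a+b+3)(a+2)(b+1),\qquad \Omega=a(a+4)+b(b+2)\ \text{ on }V(a,b)[0].
\]
Under $\mathfrak{sp}_4\cong\mathfrak{so}_5$ the weight $(a,b)$ becomes $(\frac{a+b}2,\frac{a-b}2)$ in the coordinates of $\mathfrak{so}_5$. There is no subsystem $A_2$ here, so the minimal bad weight has to be found by hand.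

\begin{lemma}\label{lem:31}
The weight $(3,1)$ of $\mathfrak{sp}_4$, which is the weight $(2,1)$ of $\mathfrak{so}_5$, is bad.
\end{lemma}

\begin{proof}
The highest weight of $\Lambda^2\mathfrak g$ is $2\varepsilon_1+(\varepsilon_1+\varepsilon_2)=(3,1)$, and $\dim V(3,1)=35=45-10$. The bracket $\Lambda^2\mathfrak g\to\mathfrak g$ is onto, so its kernel has dimension $35$ and is $V(3,1)$. By \eqref{eq:twist}, $\Theta\wedge\Theta$ restricts to a multiple of $\Theta_{V(3,1)}$. It is $+1$ on the line $\Lambda^2\mathfrak h$, which lies in the kernel. It is $-1$ on each $e_\alpha\wedge f_\alpha$, because $\Theta e_\alpha\wedge\Theta f_\alpha=f_\alpha\wedge e_\alpha$, and the combinations $\sum_{\alpha>0}c_\alpha\,e_\alpha\wedge f_\alpha$ with $\sum c_\alpha h_\alpha=0$ form a plane in the kernel. So both eigenvalues occur on $V(3,1)[0]$.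
\end{proof}

\begin{proposition}\label{prop:C2}
Every $(a,b)\in Q$ with $a>b\ge1$ is bad. Hence a good nonzero weight of $\mathfrak{sp}_4$ is $(2r,0)$ or $(r,r)$ with $r\geq1$.
\end{proposition}

\begin{proof}
Since $a+b$ is even, $a\ge b+2$, so $(a-3,b-1)$ is dominant and lies in $Q$. Apply Lemma~\ref{lem:sum} to $(a,b)=(3,1)+(a-3,b-1)$.
\end{proof}

One bad weight has removed the whole interior of the dominant chamber. Now we show the second half of the method on the module $V(2,2)$; the result is used again in Section~\ref{ssec:square}. The long roots give commuting subalgebras $\mathfrak{sl}_2^{2\varepsilon_1}$ and $\mathfrak{sl}_2^{2\varepsilon_2}$. Write $[j_1,j_2]$ for the simple module of their sum with spins $j_1,j_2$.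

\begin{lemma}\label{lem:22}
The modules $V(a,b)$ with $(a,b)\in Q$ and $a\le2$ are the following.
\begin{center}
\begin{tabular}{cccc}
\hline
$(a,b)$ & $\Omega$ & restriction to $\mathfrak{sl}_2^{2\varepsilon_1}\oplus\mathfrak{sl}_2^{2\varepsilon_2}$ & spins $(j_1,j_2)$ on a basis of $V[0]$\\
\hline
$(0,0)$ & $0$ & $[0,0]$ & $(0,0)$\\
$(1,1)$ & $8$ & $[\frac12,\frac12]+[0,0]$ & $(0,0)$\\
$(2,0)$ & $12$ & $[1,0]+[0,1]+[\frac12,\frac12]$ & $(1,0)$, $(0,1)$\\
$(2,2)$ & $20$ & $[1,1]+[\frac12,\frac12]+[0,0]$ & $(1,1)$, $(0,0)$\\
\hline
\end{tabular}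
\end{center}
Moreover $V(2,2)[0]$ is irreducible.
\end{lemma}

\begin{proof}
The module $V(1,1)$ has dimension $5$ and weights $(\pm1,\pm1)$ and $0$, and $V(2,0)$ is the adjoint module; this gives the second and third rows. The $15$-dimensional module $S^2V(1,1)$ contains $V(2,2)$, of dimension $14$, so the complement is trivial. Since $S^2(A\otimes B)=S^2A\otimes S^2B\oplus\Lambda^2A\otimes\Lambda^2B$, we have $S^2[\frac12,\frac12]=[1,1]+[0,0]$, so $S^2V(1,1)=[1,1]+[\frac12,\frac12]+2[0,0]$, and the last row follows.

The plane $V(2,2)[0]$ is the sum of the two eigenlines of $\kappa_{2\varepsilon_1}$. If it were reducible, a proper submodule would be one of these lines and its orthogonal complement would be the other. Let $w$ span the line with spins $(0,0)$. By \eqref{eq:omega}, $\Omega=2\kappa_{2\varepsilon_1}+2\kappa_{2\varepsilon_2}+\kappa_{\varepsilon_1-\varepsilon_2}+\kappa_{\varepsilon_1+\varepsilon_2}=20$. So $w$ would be an eigenvector of $\kappa_{\varepsilon_1-\varepsilon_2}$ and of $\kappa_{\varepsilon_1+\varepsilon_2}$ with eigenvalues of sum $20$. These eigenvalues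 lie in $\{0,4,12\}$, as $3(\varepsilon_1\pm\varepsilon_2)$ is not a weight, and no two of these numbers add up to $20$.
\end{proof}

\section{Bad weights in the classical types}\label{sec:classical}

\subsection{Exterior powers}\label{ssec:ext}
Let $\mathfrak g$ be of type $B_n$, $C_n$ or $D_n$. The defining module $\mathbb C^N$ has a basis $v_{\pm i}$, $1\le i\le n$, of weights $\pm\varepsilon_i$, together with $v_0$ of weight $0$ in type $B$. The invariant bilinear form, symmetric or symplectic, has $\langle v_i,v_{-j}\rangle=\delta_{ij}$ for $i,j>0$. Put $x_i=v_i\wedge v_{-i}$. The $x_i$ commute in the exterior algebra and $x_i^2=0$. We write $x_I=\prod_{i\in I}x_i$ and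
\[
v_{[p,q]}=v_p\wedge\dots\wedge v_q,\qquad v_{-[p,q]}=v_{-p}\wedge\dots\wedge v_{-q},\qquad x_{[p,q]}=x_p\cdots x_q,
\]
all equal to $1$ if $p>q$.

Let $V_c=V((1^c))$ for $1\le c\le n$. These modules are exterior powers or known parts of them.
\begin{itemize}
\item In type $B_n$, $V_c=\Lambda^c=\Lambda^c\mathbb C^N$.
\item In type $D_n$, $V_c=\Lambda^c$ for $c<n$, and $\Lambda^n=\Lambda^n_+\oplus\Lambda^n_-$ with highest weights $(1^{n-1},\pm1)$, so $V_n=\Lambda^n_+$. The reflection $\iota_j\in O(2n)$ that exchanges $v_j$ and $v_{-j}$ sends $x_j$ to $-x_j$ and exchanges $\Lambda^n_+$ and $\Lambda^n_-$. If $0\ne z=z_++z_-\in\Lambda^n$ satisfies $\iota_jz=\pm z$, then $\iota_jz_+=\pm z_-$, so both projections $z_\pm$ are nonzero.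
\item In type $C_n$, $V_c=\Lambda^c_0$ is the kernel of the contraction $\Lambda^c\to\Lambda^{c-2}$, which sends $u_1\wedge\dots\wedge u_c$ to the sum over $p<q$ of $(-1)^{p+q-1}\langle u_p,u_q\rangle$ times the product with $u_p,u_q$ omitted. Let $v_A$ be a wedge product of vectors $v_{\pm i}$, one for each $i\in A$, and let $f$ be a squarefree polynomial in the $x_j$, $j\notin A$. The contraction sends $v_A\wedge f$ to $v_A\wedge\partial f$, where $\partial=\sum_j\partial/\partial x_j$. A product of differences $x_j-x_l$ of disjoint pairs of variables is killed by $\partial$.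
\end{itemize}
If $\lambda\in\mathbb Z^n$ is dominant with $\lambda_n\ge0$, it is a partition, and $\lambda=\sum_i(1^{c_i})$ where $c_1,\dots,c_p$ are the lengths of the columns of its diagram. A Cartan product of one vector from each $V_{c_i}$ lies in $V(\lambda)$.

To apply Lemma~\ref{lem:A2} we use the $\mathfrak{sl}_3$ with simple roots $\alpha=\varepsilon_1-\varepsilon_2$ and $\beta=\varepsilon_2-\varepsilon_3$, which form a closed $A_2$, and we look for a product of $\mathfrak{sl}_3$-highest vectors, one for each column, of total weight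
\[
\alpha+2\beta=\varepsilon_1+\varepsilon_2-2\varepsilon_3 .
\]
We call such a product a \emph{witness}; it is nonzero by Lemma~\ref{lem:cartan}, so it proves that $\lambda$ is bad. The subalgebra $\mathfrak{gl}_n$ with roots $\varepsilon_i-\varepsilon_j$ acts on the span of $v_1,\dots,v_n$ as the standard module and on the span of $v_{-1},\dots,v_{-n}$ as its dual, with the dual basis. Hence $\sum_{i\in A}x_i$ is invariant under $\mathfrak{gl}_A$ for every index set $A$. In particular $\eta=x_1+x_2+x_3$ is $\mathfrak{sl}_3$-invariant, and so are $v_0$ and the $v_j$ with $|j|\ge4$. The vectors $v_{-3}$, $v_1\wedge v_2$ and $v_1\wedge v_2\wedge v_{-3}$ are $\mathfrak{sl}_3$-highest, and so are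
\[
v_{-3}\wedge\eta=v_{-3}\wedge(x_1+x_2),\qquad v_{-3}\wedge\eta^2=2\,v_{-3}\wedge x_1x_2,\qquad v_1\wedge v_2\wedge\eta=v_1\wedge v_2\wedge x_3,
\]
and the wedge products of all these with elements of the exterior algebra on $v_0$ and the $v_j$, $|j|\ge4$. These last factors serve only to reach the required degrees: a factor $x_j$ adds $2$ to the degree and nothing to the weight, and a factor $v_{-j}$ in one column is compensated by $v_j$ in another. The constraint is room. There are only $n-3$ spare indices, in type $D$ a column of length $n$ needs a vector in $\Lambda^n_+$, and in type $C$ every vector must be killed by the contraction. The extra entries of the table for $n=3,4$ appear where room runs out.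

\subsection{Type $D$}

\begin{proposition}\label{prop:D}
Let $\mathfrak g$ be of type $D_n$, $n\ge4$. A good weight $\lambda\neq0$ is one of $(1^{2k})$ with $2k<n$, $(1^{n-1},\pm1)$ with $n$ even, $(2r)$, $(2,2)$, or $(r,r,r,\pm r)$ with $n=4$.
\end{proposition}

\begin{proof}
The root lattice consists of the $\lambda\in\mathbb Z^n$ with even coordinate sum. By the diagram automorphism $\lambda_n\mapsto-\lambda_n$ we may assume $\lambda_n\ge0$, and by (F3) self-duality means $\lambda_n=0$ if $n$ is odd. So columns of length $n$ occur only for even $n$. The projection $\Lambda^n\to\Lambda^n_+$ is equivariant, so it preserves weights and sends an $\mathfrak{sl}_3$-highest vector to an $\mathfrak{sl}_3$-highest vector or to zero. The following weights have witnesses.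
\begin{description}
\item[(D1)] \emph{Two columns $c=c'+2d\le n$ and $c'$, with $c',d\ge1$.} Take
\[
\bigl(v_1\wedge v_2\wedge v_{-[3,c'+2]}\wedge x_{[c'+3,\,c'+d+1]}\bigr)\cdot\bigl(v_{-3}\wedge v_{[4,c'+2]}\bigr).
\]
The degrees are $2+c'+2(d-1)=c$ and $c'$, and the indices are at most $c'+d+1\le c\le n$. If $c=n$ and $d\ge2$, the first factor contains $x_{c'+3}$, so it is an eigenvector of $\iota_{c'+3}$ and we replace it by its nonzero projection to $\Lambda^n_+$. If $c=n$ and $d=1$, the first factor is $v_1\wedge v_2\wedge v_{-[3,n]}$. Its weight has an even number $n-2$ of minus signs, so it is conjugate to $(1^n)$ and has multiplicity one in $\Lambda^n$, and the vector lies in $\Lambda^n_+$.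
\item[(D2)] \emph{Two columns $c,c$ with $3\le c\le n$ and $(c,n)\ne(4,4)$.} For $c<n$ take
\[
\bigl(v_1\wedge v_2\wedge v_{-[3,c]}\bigr)\cdot\bigl(v_{-3}\wedge\eta\wedge v_{[4,c]}\bigr).
\]
For $c=n$, which is even and at least $6$, the vectors $v_1\wedge v_2\wedge v_{-3}\wedge x_4\wedge v_{-[5,n-1]}$ and $v_{-3}\wedge\eta\wedge x_4\wedge v_{[5,n-1]}$ have degree $5+(n-5)=n$ and are eigenvectors of $\iota_4$. Take the product of their projections to $\Lambda^n_+$. For $n=4$ these vectors have too large a degree.
\item[(D3)] \emph{Three columns $a,1,1$ with $a$ even, $2\le a\le n$.} Take $\bigl(v_1\wedge v_2\wedge x_{[4,\,2+a/2]}\bigr)\cdot v_{-3}\cdot v_{-3}$. Here $2+a/2\le n$ because $a\le n$ and $n\ge4$. If $a=n$, the first factor contains $x_4$ and we project it to $\Lambda^n_+$.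
\item[(D4)] \emph{Three columns $2,2,2$.} Take $(v_1\wedge v_2)\cdot(v_{-3}\wedge v_4)\cdot(v_{-3}\wedge v_{-4})$.
\end{description}
Let $\lambda\neq0$ be good. If some columns of $\lambda$ form one of the patterns (D1)--(D4), then the remaining columns add up to a self-dual dominant weight of even coordinate sum, and $\lambda$ is bad by Lemma~\ref{lem:sum}. So no pattern occurs. By (D1) all even columns have one length $a$, say $p$ of them, and all odd columns have one length $b$; their number $2q$ is even since $\lambda\in Q$. If $q\ge1$, then $b=1$ by (D2) and $p=0$ by (D3), so $\lambda=(2q)$. If $q=0$ and $p=1$, then $\lambda=(1^a)$. If $q=0$ and $p\ge2$, then by (D2) either $a=2$, and $\lambda=(2,2)$ by (D4), or $a=n=4$ and $\lambda=(p,p,p,p)$.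
\end{proof}

\subsection{Type $B$}

\begin{proposition}\label{prop:B}
Let $\mathfrak g$ be of type $B_n$, $n\ge3$. A good weight $\lambda\neq0$ is one of $(1^c)$ with $1\le c\le n$, $(r)$, $(2,2)$.
\end{proposition}

\begin{proof}
Now $Q=\mathbb Z^n$, so every single column lies in $Q$, and by Lemma~\ref{lem:sum} a good weight contains none of the following bad patterns.
\begin{description}
\item[(B1)] \emph{Two columns $c>c'$ of the same parity.} The product displayed in (D1) is a witness; no projection is needed, and its indices are at most $c\le n$.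
\item[(B2)] \emph{Two columns $c>c'$ of different parity.} Let $\mathfrak l=\mathfrak{so}_5\oplus\mathfrak{so}_{2n-4}$, on the indices $0,\pm1,\pm2$ and on the others. The product $v_{[1,c]}\cdot\bigl(v_1\wedge v_{[3,c'+1]}\bigr)$ is $\mathfrak l$-highest. Its weight is $(2,1)$ on $\mathfrak{so}_5$ and $(2^{c'-1},1^{c-c'-1})$ on $\mathfrak{so}_{2n-4}$. The second weight has even sum, so for $n\ge4$ it lies in the root lattice of $D_{n-2}$, and Lemmas~\ref{lem:restr} and~\ref{lem:31} apply. For $n=3$ the summand $\mathfrak{so}_2$ is central and its weight must be $0$. This holds for $(c,c')=(2,1)$. In the only other case, $(c,c')=(3,2)$, replace the second factor by $v_1\wedge v_{-3}$.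
\item[(B3)] \emph{Two columns $c,c$ with $3\le c\le n$.} The product displayed in (D2) is a witness for all such $c$.
\item[(B4)] \emph{Three columns $2,2,2$.} The product $(v_1\wedge v_2)\cdot(v_{-3}\wedge v_0)^2$ is a witness.
\end{description}
So all columns have one length $c$. If there are at least two, then $c\le2$, and if $c=2$ there are at most two.
\end{proof}

\subsection{Type $C$}

\begin{proposition}\label{prop:C}
Let $\mathfrak g$ be of type $C_n$, $n\ge3$. A good weight $\lambda\neq0$ is one of $(1^{2k})$ with $2k\le n$, $(2r)$, $(2,2)$, or $(2,2,2)$ with $n=3$, or $(2,2,2,2)$ with $n=4$.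
\end{proposition}

\begin{proof}
The root lattice consists of the $\lambda\in\mathbb Z^n$ with even coordinate sum. The following patterns are bad. In each factor the polynomial in the $x_j$ is killed by $\partial$, so the factor lies in $\Lambda^c_0$.
\begin{description}
\item[(C1)] \emph{Two columns $c=c'+2d\le n$ and $c'$, with $c',d\ge1$.} Let $f$ be a product of $d-1$ differences of disjoint pairs among the $n-c'-2\ge2(d-1)$ variables $x_j$, $j>c'+2$. A witness is $\bigl(v_1\wedge v_2\wedge v_{-[3,c'+2]}\wedge f\bigr)\cdot\bigl(v_{-3}\wedge v_{[4,c'+2]}\bigr)$.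
\item[(C2)] \emph{Two columns $c,c$ with $c\ge3$, $n\ge4$, $(c,n)\ne(4,4)$.} For $c<n$ a witness is
\[
\bigl(v_1\wedge v_2\wedge v_{-[3,c]}\bigr)\cdot\bigl(v_{-3}\wedge(x_1+x_2-2x_n)\wedge v_{[4,c]}\bigr).
\]
For $c=n\ge5$ put
\begin{align*}
g&=(x_1-x_{n-1})(x_n-x_2)+(x_1-x_n)(x_{n-1}-x_2)\\
&=-2x_1x_2+(x_1+x_2)(x_{n-1}+x_n)-2x_{n-1}x_n .
\end{align*}
The first expression shows $\partial g=0$. The second shows that $v_{-3}\wedge g$ is $\mathfrak{sl}_3$-highest, since $n-1\ge4$. A witness, with both factors of degree $5+(n-5)=n$, is
\[
\bigl(v_1\wedge v_2\wedge v_{-[3,n-2]}\wedge(x_{n-1}-x_n)\bigr)\cdot\bigl(v_{-3}\wedge g\wedge v_{[4,n-2]}\bigr).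
\]
\item[(C3)] \emph{Three columns $a,1,1$ with $a$ even, $2\le a\le n$.} Let $f$ be a product of $(a-2)/2$ differences of disjoint pairs among the $n-2\geq a-2$ variables $x_3,\dots,x_n$. It has degree at most one in $x_3$, and $v_1\wedge v_2\wedge x_3=v_1\wedge v_2\wedge\eta$. So $(v_1\wedge v_2\wedge f)\cdot v_{-3}\cdot v_{-3}$ is a witness.
\end{description}
For the remaining patterns we restrict to $\mathfrak l=\mathfrak{sp}_4\oplus\mathfrak{sp}_{2n-4}$, on the indices $\pm1,\pm2$ and on the others, and write weights as $(\nu_1,\nu_2;\nu_3,\dots)$. By Lemma~\ref{lem:restr} and Proposition~\ref{prop:C2} it suffices to find an $\mathfrak l$-highest vector with $(\nu_1,\nu_2)=(3,1)$ or $(4,2)$ and with $\nu_3+\dots+\nu_n$ even. The elements $x_1+x_2$ and $x_3+\dots+x_n$ are $\mathfrak l$-invariant, being dual to the symplectic forms of the two summands.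
\begin{description}
\item[(C4)] \emph{Three columns $2,2,2$.} The product $(v_1\wedge v_2)\cdot(v_1\wedge v_3)^2$ has weight $(3,1;2)$.
\item[(C5)] \emph{Three columns $4,4,4$ for $n=4$.} The vector
\[
z=v_1\wedge v_3\wedge(x_2-x_4)=v_1\wedge v_3\wedge\bigl((x_1+x_2)-(x_3+x_4)\bigr)\in\Lambda^4_0
\]
is $\mathfrak l$-highest of weight $(1,0;1,0)$, and $v_{[1,4]}\cdot z^2$ has weight $(3,1;3,1)$.
\item[(C6)] \emph{Columns $3,3,3,3$, and columns $3,3,2$, for $n=3$.} The vector $z=v_1\wedge(x_2-x_3)=v_1\wedge\bigl((x_1+x_2)-x_3\bigr)\in\Lambda^3_0$ is $\mathfrak l$-highest of weight $(1,0;0)$. The products $v_{[1,3]}^2\cdot z^2$ and $z^2\cdot(v_1\wedge v_2)$ have weights $(4,2;2)$ and $(3,1;0)$.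
\end{description}
All these patterns have even total length, so by Lemma~\ref{lem:sum} a good $\lambda\neq0$ contains none of them. By (C1) it has $p$ even columns of one length $a$ and $2q$ odd columns of one length $b$. Suppose $q\ge1$. If $b=1$, then $p=0$ by (C3) and $\lambda=(2q)$. If $b\ge3$, then $n=3=b$ by (C2), and $p=0$, $q=1$ by (C6), so $\lambda=(2,2,2)$. Suppose $q=0$. If $p=1$, then $\lambda=(1^a)$. If $p\ge2$, then by (C2) either $a=2$, and $\lambda=(2,2)$ by (C4), or $a=n=4$, and $\lambda=(2,2,2,2)$ by (C5).
\end{proof}

\section{Irreducibility}\label{sec:irred}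

\subsection{Lines of highest spin}
An eigenspace of an element of $\mathcal C$ that happens to be a line gives a dichotomy for submodules, and such lines can be linked together.

\begin{lemma}\label{lem:lines}
Let $\Sigma\subset\Phi_+$ be nonempty, and suppose that for each $\alpha\in\Sigma$ some eigenspace of $\kappa_\alpha$ on $V[0]$ is a line $\mathbb Cu_\alpha$. Suppose that the graph on $\Sigma$ joining $\alpha$ and $\beta$ when $(u_\alpha,u_\beta)\ne0$ is connected. Then the submodule $U$ generated by the $u_\alpha$ is irreducible. If no nonzero vector of $V[0]$ is orthogonal to $U$, then $V[0]=U$ is irreducible.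
\end{lemma}

\begin{proof}
The orthogonal projection onto $\mathbb Cu_\alpha$ is a polynomial in $\kappa_\alpha$. So a submodule $N$ either contains $u_\alpha$ or is orthogonal to it, and if $N$ contains $u_\alpha$ it contains $u_\beta$ for each neighbor $\beta$ of $\alpha$. Let $N\subset U$. If $N$ contains all $u_\alpha$, then $N=U$. Otherwise the submodule $N^\perp$ contains all $u_\alpha$, hence $U$, hence $N$, and $N=0$.
\end{proof}

\begin{example}[adjoint modules]\label{ex:adjoint}
Let $V=\mathfrak g$, so $V[0]=\mathfrak h$. Then $\kappa_\alpha h=2[e_\alpha,[f_\alpha,h]]=2\alpha(h)h_\alpha$, and the eigenspace for the eigenvalue $4$ is $\mathbb Ch_\alpha$. The graph on $\Phi_+$ is connected by (F5), and the $h_\alpha$ span $\mathfrak h$. So $\mathfrak h$ is irreducible. If long roots have $(\alpha,\alpha)=2$, then \eqref{eq:omega} reads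
\begin{equation}\label{eq:coxeter}
\sum_{\gamma>0}(\gamma,x)\,\gamma=h^\vee x\quad(x\in\mathfrak h),\qquad h^\vee:=\tfrac12(\theta,\theta+2\rho),
\end{equation}
and taking traces gives $h^\vee\operatorname{rank}\mathfrak g=\sum_{\gamma>0}(\gamma,\gamma)$.
\end{example}

\subsection{Exterior powers}

\begin{proposition}\label{prop:exterior}
The space $V[0]$ is irreducible for $V=V((1^c))$, $1\le c\le n$, in type $B_n$ $(n\ge3)$; for $V=V((1^{2k}))$, $2k\le n$, in type $C_n$ $(n\ge3)$; and for $V=V((1^{2k}))$, $2k<n$, and $V=\Lambda^n_\pm$, $n$ even, in type $D_n$ $(n\ge4)$.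
\end{proposition}

\begin{proof}
We keep the notation of Section~\ref{ssec:ext}. The subalgebra $\mathfrak{sl}_2^{\varepsilon_i-\varepsilon_j}$ acts on $S=\langle v_i,v_j\rangle$ and on $S^*=\langle v_{-i},v_{-j}\rangle$ and kills the other basis vectors. The elements $1$, $x_i+x_j$ and $x_ix_j$, the top form of $S\oplus S^*$, are invariant, while $x_i-x_j$ is the zero weight vector of the traceless part of $S\otimes S^*$, which has spin $1$. Thus $\kappa_{\varepsilon_i-\varepsilon_j}x_i=4\cdot\frac12(x_i-x_j)$, and with $s_{ij}$ the transposition,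
\begin{equation}\label{eq:transp}
\kappa_{\varepsilon_i-\varepsilon_j}\,x_I=2\,(x_I-x_{s_{ij}I})\qquad\text{for all }I\subset\{1,\dots,n\}.
\end{equation}
The same formula holds for $x_I\wedge v_0$. In types $B$ and $D$ we find commuting diagonalizable elements of $\mathcal C$ whose joint eigenspaces are lines. A submodule is then spanned by some of these lines, and \eqref{eq:transp} shows that it contains all of them or none, because any two subsets of the same size are related by a chain of transpositions.

\emph{Type $B$.} A basis of $\Lambda^c[0]$ is given by the $x_I$ if $c$ is even and by the $x_I\wedge v_0$ if $c$ is odd, with $|I|=\lfloor c/2\rfloor$. The subalgebra $\mathfrak{sl}_2^{\varepsilon_i}$ acts on $\langle v_i,v_0,v_{-i}\rangle$ with spin $1$. In the exterior algebra of this space, $1$ and $x_i\wedge v_0$ have spin $0$, while $v_0$ and $x_i$ have spin $1$. So $\kappa_{\varepsilon_i}$ is diagonal in our basis and detects whether $i\in I$. The joint eigenspaces of the $\kappa_{\varepsilon_i}$ are the basis lines.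

\emph{Type $D$.} The $x_I$ with $|I|=k$ form a basis of $\Lambda^{2k}[0]$. Say that $I$ \emph{splits} $\{i,j\}$ if it contains exactly one of $i,j$. Conjugation by $\iota_j$ takes $\kappa_{\varepsilon_i-\varepsilon_j}$ to $\kappa_{\varepsilon_i+\varepsilon_j}$. If $I$ splits $\{i,j\}$, then $\iota_j$ has opposite signs on $x_I$ and $x_{s_{ij}I}$, so $\kappa_{\varepsilon_i+\varepsilon_j}x_I=2(x_I+x_{s_{ij}I})$; otherwise $\kappa_{\varepsilon_i+\varepsilon_j}x_I=0$. Hence $D_{ij}=\frac14(\kappa_{\varepsilon_i-\varepsilon_j}+\kappa_{\varepsilon_i+\varepsilon_j})$ is diagonal, with eigenvalue $1$ on $x_I$ if $I$ splits $\{i,j\}$ and $0$ otherwise. These eigenvalues determine the unordered pair $\{I,I^c\}$. If $2k<n$, then $|I^c|\ne k$ and the joint eigenspaces are the lines $\mathbb Cx_I$. If $2k=n$, the joint eigenspaces in $\Lambda^n[0]$ are the planes $E_I=\langle x_I,x_{I^c}\rangle$. Since the $D_{ij}$ preserve $\Lambda^n_\pm$, we have $E_I=(E_I\cap\Lambda^n_+)\oplus(E_I\cap\Lambda^n_-)$. The projections $x_I^\pm$ of $x_I$ lie in the two summands and are nonzero, as $\iota_jx_I=\pm x_I$.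 So both summands are lines, and the joint eigenspaces in $\Lambda^n_\pm[0]$ are the lines $\mathbb Cx_I^\pm$, indexed by the pairs $\{I,I^c\}$. Formula \eqref{eq:transp} holds for the $x_I^\pm$. If $I$ splits $\{i,j\}$, then $s_{ij}I\neq I$, and $s_{ij}I\ne I^c$ because $|I|\ge2$. So the lines are linked as before.

\emph{Type $C$.} Let $M_k$ be the span of the $x_I$ with $|I|=k$, a permutation module of the symmetric group $S_n$. Then $V[0]=K_k:=\ker(\partial\colon M_k\to M_{k-1})$, and by \eqref{eq:transp} it suffices to show that $K_k$ is irreducible under $S_n$ for $2k\le n$. Identify $\bigoplus_iM_i$ with $(\mathbb C^2)^{\otimes n}$, so that $M_i$ is the weight space of weight $2i-n$ for the diagonal $\mathfrak{sl}_2$ and $\partial$ is the lowering operator. A lowering operator is onto when it starts from a weight $\le1$, so $\partial\colon M_i\to M_{i-1}$ is onto for $i\le k$. Hence $M_k\cong K_k\oplus K_{k-1}\oplus\dots\oplus K_0$, and $\dim K_i=\binom ni-\binom n{i-1}>0$. On the other hand $\dim\operatorname{End}_{S_n}M_k$ is the number of orbits on pairs of $k$-subsets,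 which are classified by the size of the intersection; this number is $k+1$. So $M_k$ has at most $k+1$ irreducible constituents, and every $K_i$ is irreducible.
\end{proof}

\subsection{Twice the highest short root}
If $\Phi$ is simply laced we regard all roots as short. Let $\Phi_s$ be the set of short roots, $\ell$ their common value of $(\beta,\beta)$, and $\theta_s$ the highest short root. In $V(2\theta_s)$ the highest spin for a short root is $2$ and its component is a line, so Lemma~\ref{lem:lines} is available. The difficulty is to show that nothing is orthogonal to these lines, and here the Casimir operator enters.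

\begin{proposition}\label{prop:short}
Let $\mathfrak g$ be simply laced of rank $\ge2$, or of type $C_n$ $(n\ge3)$, or of type $F_4$. Then $V(\theta_s)[0]$ and $V(2\theta_s)[0]$ are irreducible, and $V(2\theta_s)[0]$ is spanned by the lines of spin $2$ of the $\kappa_\beta$, $\beta\in\Phi_s$.
\end{proposition}

\begin{proof}
In these types $\Phi_s$ is an irreducible simply laced root system, namely $\Phi$, $D_n$ (with $D_3=A_3$) and $D_4$, and the short roots are the shortest nonzero vectors of $Q$. By (F2) the weights of $M=V(\theta_s)$ are $0$ and the short roots, the latter of multiplicity one. Below $\beta,\gamma$ denote short roots, and sums run over the positive ones.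

Let $v_\beta\in M[\beta]$ be a unit vector and $m_\beta=f_\beta v_\beta\in M[0]$. Then $|m_\beta|^2=(h_\beta v_\beta,v_\beta)=2$ and $|f_\beta m_\beta|^2=\frac12(\kappa_\beta m_\beta,m_\beta)=4$, so $f_\beta m_\beta=2\hat v_{-\beta}$ with $\hat v_{-\beta}$ a unit vector. The component of spin $1$ of $M[0]$ for $\beta$ is the line $\mathbb Cm_\beta=\mathbb Cm_{-\beta}$, so $s_\beta x=x-(x,m_\beta)m_\beta$ on $M[0]$. For a long root $\alpha$ we have $\gamma(h_\alpha)\in\{0,\pm1\}$, so $M$ has spins $\le\frac12$ for $\alpha$, and $s_\alpha=1$ on $M[0]$.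

\emph{Step 1: if $\beta\ne\pm\gamma$ and $(\beta,\gamma)\neq0$, then $(m_\beta,m_\gamma)\ne0$.} Replacing $\gamma$ by $-\gamma$ if necessary, we have $s_\gamma\beta=\beta-\gamma$ and $s_\beta\gamma=\gamma-\beta$. Since $n_\gamma$ conjugates $\mathfrak{sl}_2^\beta$ to $\mathfrak{sl}_2^{s_\gamma\beta}$, it maps $\mathbb Cm_\beta$ to $\mathbb Cm_{\beta-\gamma}$. In the same way $n_\beta$ maps $\mathbb Cm_\gamma$ to $\mathbb Cm_{\gamma-\beta}=\mathbb Cm_{\beta-\gamma}$. If $m_\beta\perp m_\gamma$, then $s_\gamma m_\beta=m_\beta$ and $s_\beta m_\gamma=m_\gamma$, so $\mathbb Cm_\beta=\mathbb Cm_{\beta-\gamma}=\mathbb Cm_\gamma$, which contradicts orthogonality.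

\emph{Step 2: $M[0]$ is irreducible.} The graph of the lines $\mathbb Cm_\beta$ is connected by Step 1 and (F5) for $\Phi_s$. If $w\in M[0]$ is orthogonal to all $m_\beta$, then $e_\beta w=0$ for short $\beta$, and $e_\alpha w\in M[\alpha]=0$ for long $\alpha$. So $w$ is a highest weight vector of weight $0$, and $w=0$. Apply Lemma~\ref{lem:lines}.

\emph{Step 3: the lines in $V=V(2\theta_s)$.} Realize $V$ in $S^2M$ as the submodule generated by $v_{\theta_s}^2$. It contains all $v_\beta^2$, by conjugation with the $n_\alpha$. With $p_\beta=v_\beta\hat v_{-\beta}$ we have $S^2M[0]=S^2(M[0])\oplus\bigoplus_{\beta>0}\mathbb Cp_\beta$, and the $p_\beta$ are orthonormal. The weight $2\beta$ is extremal and $3\beta$ is not a weight, so the component of spin $2$ for $\beta$ is spanned by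
\[
u_\beta=\tfrac12f_\beta^2(v_\beta^2)=f_\beta(v_\beta m_\beta)=m_\beta^2+2p_\beta .
\]
For distinct positive $\beta,\gamma$ we get $(u_\beta,u_\gamma)=2(m_\beta,m_\gamma)^2$, so the graph is connected as in Step 2.

\emph{Step 4: a vector $w\in V[0]$ orthogonal to all $u_\beta$ is zero.} Write $w=q+\sum c_\beta p_\beta$ with $q\in S^2(M[0])$. Orthogonality says $(q,m_\beta^2)+2c_\beta=0$, so it is enough to show $q=0$. The vector $w$ has only spins $0,1$ for every root: for short roots by assumption, for long roots because $M$ has spins $\le\frac12$. By \eqref{eq:kappa-s}, $\Omega w=\sum_{\alpha>0}(\alpha,\alpha)(1-s_\alpha)w$. The $n_\alpha$ preserve $S^2(M[0])$ and the span of the $p_\beta$, so the $S^2(M[0])$-component of $\Omega w$ is $\ell\sum_\beta(1-s_\beta)q$. Let $C=(\theta_s,\theta_s+2\rho)$. On $M[0]$, \eqref{eq:omega} and \eqref{eq:kappa-s} give $\ell\sum_\beta(x,m_\beta)m_\beta=Cx$. From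
\[
(1-s_\beta)x^2=2(x,m_\beta)\,xm_\beta-(x,m_\beta)^2m_\beta^2,\qquad (x^2,m_\beta^2)=2(x,m_\beta)^2,
\]
and the fact that squares span $S^2(M[0])$, we obtain
\[
\ell\sum_\beta(1-s_\beta)q=2Cq-\frac\ell2\,Pq,\qquad Pq:=\sum_\beta(q,m_\beta^2)\,m_\beta^2 .
\]
By \eqref{eq:omega} this equals $(2\theta_s,2\theta_s+2\rho)q=(2C+2\ell)q$. So $Pq=-4q$. But $(Pq,q)=\sum|(q,m_\beta^2)|^2\ge0$, so $q=0$.

Thus the $u_\beta$ span $V[0]$, and Lemma~\ref{lem:lines} applies.
\end{proof}

In $S^2\mathfrak g$, for any root $\alpha$, we have $f_\alpha\cdot e_\alpha^2=-2h_\alpha e_\alpha$ and $[f_\alpha,h_\alpha]=2f_\alpha$, so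
\begin{equation}\label{eq:u}
u_\alpha:=\tfrac12f_\alpha^2\cdot e_\alpha^2=h_\alpha^2-2e_\alpha f_\alpha .
\end{equation}
For simply laced $\mathfrak g$ with $(\alpha,\alpha)=2$ these are the vectors of Step 3, with $M=\mathfrak g$ and $v_\alpha=e_\alpha$. They are independent because of the terms $e_\alpha f_\alpha$, so they form a basis of $V(2\theta)[0]$.

\subsection{Twice the highest root in types $B$ and $F$}
With two root lengths, the lines of highest spin in $V(2\theta)$ belong to the long roots, while the short roots have higher spins in $\mathfrak g$ and \eqref{eq:kappa-s} is not available for them. We compensate by applying the $\kappa_\beta$ of short roots to the lines, which produces further elements of the submodule $U$.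

\begin{proposition}\label{prop:long}
For $\mathfrak g$ of type $B_n$ $(n\ge3)$ or $F_4$, the space $V(2\theta)[0]$ is irreducible.
\end{proposition}

\begin{proof}
Let $n$ be the rank. In both types the long roots are the $\pm\varepsilon_i\pm\varepsilon_j$, of norm $2$, with $(\varepsilon_i)$ orthonormal. The short roots have norm $1$; they are the $\pm\varepsilon_i$, and for $F_4$ also the $\frac12(\pm1,\pm1,\pm1,\pm1)$. Let $L$ and $S$ be the sets of positive long and short roots. Divide $S$ into $m$ \emph{classes}: for $B_n$ the single class $\{\varepsilon_i\}$, for $F_4$ the class $\{\varepsilon_i\}$ and the two classes of roots $\frac12(\pm1,\pm1,\pm1,\pm1)$ with an even and with an odd number of minus signs. Each class is an orthonormal basis of $\mathbb R^n$, the sum and the difference of two distinct members of a class are long roots, and members of different classes have inner product $\pm\frac12$. We have $|L|=n(n-1)$ and $|S|=mn$, with $m=1$ or $3$.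

Put $p_\gamma=e_\gamma f_\gamma\in S^2\mathfrak g$, so that $S^2\mathfrak g[0]=S^2\mathfrak h\oplus\bigoplus_{\gamma>0}\mathbb Cp_\gamma$, and $(p_\gamma,p_\gamma)$ is $1$ for long and $4$ for short $\gamma$. For $q\in S^2\mathfrak h$ define $q(\gamma)$ by $(xy)(\gamma)=(x,\gamma)(y,\gamma)$; then $(q,\gamma^2)=2q(\gamma)$. The module $V=V(2\theta)\subset S^2\mathfrak g$ contains $e_\alpha^2$ for long $\alpha$, and $u_\alpha=\alpha^2-2p_\alpha$ from \eqref{eq:u} spans the component of spin $2$ for $\alpha$. For distinct $\alpha,\alpha'\in L$ we have $(u_\alpha,u_{\alpha'})=2(\alpha,\alpha')^2$, and the long roots form the system $D_n$, which is irreducible because $n\ge3$. By Lemma~\ref{lem:lines} it remains to show that a vector $w\in V[0]$ orthogonal to the submodule $U$ generated by the $u_\alpha$ is zero.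

\emph{Step 1: three formulas.} Let $\beta,\gamma\in\Phi_+$ and $h,h'\in\mathfrak h$. We apply $\kappa_\beta=2e_\beta f_\beta$, with $e_\beta,f_\beta$ acting by derivations. From $f_\beta\cdot hh'=\beta(h)f_\beta h'+\beta(h')hf_\beta$ and $f_\beta\cdot p_\beta=-h_\beta f_\beta$ we get
\begin{align}
\kappa_\beta(hh')&=2\bigl(\beta(h)\,h_\beta h'+\beta(h')\,hh_\beta\bigr)-4\beta(h)\beta(h')\,p_\beta,\label{eq:k1}\\
\kappa_\beta(p_\beta)&=4p_\beta-2h_\beta^2.\label{eq:k2}
\end{align}
For $\gamma\ne\beta$,
\begin{multline}\label{eq:k3}
\tfrac12\kappa_\beta(p_\gamma)=[e_\beta,[f_\beta,e_\gamma]]f_\gamma+e_\gamma[e_\beta,[f_\beta,f_\gamma]]\\+[f_\beta,e_\gamma][e_\beta,f_\gamma]+[e_\beta,e_\gamma][f_\beta,f_\gamma],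
\end{multline}
which is a combination of $p_\gamma$ and of those of $p_{\gamma-\beta}$, $p_{\gamma+\beta}$ that exist, and has no $S^2\mathfrak h$-component. Here $p_{-\delta}=p_\delta$.

\emph{Step 2: more elements of $U$.} Let $\beta\ne\beta'$ be in the same class and $\alpha=\beta+\beta'\in L$. Then $\alpha(h_\beta)=2$, and $\alpha+\beta$ has norm $5$ and is not a root. So $e_\alpha$ is a highest vector of spin $1$ for $\mathfrak{sl}_2^\beta$, and $[e_\beta,[f_\beta,e_\alpha]]=2e_\alpha$. Write $[f_\beta,e_\alpha]=a\,e_{\beta'}$. Applying $*$ gives $[e_\beta,f_\alpha]=-\bar a\,f_{\beta'}$, and $2|a|^2=|[f_\beta,e_\alpha]|^2=2|e_\alpha|^2=2$. By \eqref{eq:k3}, $\kappa_\beta(p_\alpha)=4p_\alpha-2p_{\beta'}$. By \eqref{eq:k1} with $h_\beta=2\beta$ and $(\alpha,\beta)=1$, $\kappa_\beta(\alpha^2)=8\alpha\beta-4p_\beta$. Since $2\alpha\beta-\alpha^2=(\beta+\beta')(\beta-\beta')$,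
\[
\tfrac14\kappa_\beta u_\alpha-u_\alpha=2\alpha\beta-\alpha^2-p_\beta+p_{\beta'}=(\beta^2-p_\beta)-(\beta'^2-p_{\beta'})\in U .
\]

\emph{Step 3: the shape of $w$.} Write $w=q+\sum_{\gamma>0}c_\gamma p_\gamma$. Orthogonality to $u_\alpha$ gives $c_\alpha=q(\alpha)$ for $\alpha\in L$. Orthogonality to the elements of Step 2 says that $2q(\beta)-4c_\beta$ is constant on each class. So $c_\beta=\frac12q(\beta)+k_j$ for $\beta$ in the $j$-th class, with constants $k_1,\dots,k_m$. Put $K=\sum_jk_j$.

\emph{Step 4: $q=0$ and $K=0$.} By \eqref{eq:k1}--\eqref{eq:k3} and \eqref{eq:coxeter}, the $S^2\mathfrak h$-component of $\Omega w$ is $4h^\vee q-4\sum_{\gamma>0}c_\gamma\gamma^2/(\gamma,\gamma)$. By \eqref{eq:omega} it equals $(2\theta,2\theta+2\rho)q=(4h^\vee+4)q$. Hence $q=-\sum_{\gamma>0}c_\gamma\gamma^2/(\gamma,\gamma)$. Let $I=\sum_i\varepsilon_i^2$, which equals $\sum\beta^2$ over each class, and let $P_Xq=\sum_{\gamma\in X}q(\gamma)\gamma^2$ for $X=L,S$. Inserting the $c_\gamma$ from Step 3 gives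
\[
\bigl(1+\tfrac12P_L+\tfrac12P_S\bigr)q=-KI .
\]
The operators $P_X$ are positive semidefinite, so the operator on the left is invertible. Since $\sum_{\alpha\in L}\alpha^2=\sum_{i<j}2(\varepsilon_i^2+\varepsilon_j^2)=2(n-1)I$, we have $P_LI=4(n-1)I$ and $P_SI=mI$. Therefore
\[
q=-tI\quad\text{with}\quad K=\bigl(2n-1+\tfrac m2\bigr)t,\qquad c_\alpha=-2t,\qquad c_\beta=-\tfrac t2+k_j .
\]
One more relation is needed, and it comes from the trivial submodule of $S^2\mathfrak g$, spanned by $I+\sum_{\gamma>0}(\gamma,\gamma)p_\gamma$, to which $V$ is orthogonal. As $(I,I)=2n$,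
\[
0=-2nt-4n(n-1)t+4\bigl(-\tfrac{mn}2t+nK\bigr)=2n(2n-1)\,t .
\]
So $t=0$, $q=0$ and $K=0$. For $B_n$ we have $k_1=K=0$, and $w=0$.

\emph{Step 5: the case $F_4$.} Now $w=\sum_{j=1}^3k_jE_j$, where $E_j$ is the sum of the $p_\beta$ over the $j$-th class, and $k_1+k_2+k_3=0$. We compute $\Omega E_j$, where $\Omega=\sum_{\alpha\in L}\kappa_\alpha+\frac12\sum_{\beta\in S}\kappa_\beta$, modulo the span $Z$ of $S^2\mathfrak h$ and the $p_\alpha$, $\alpha\in L$. Since $\operatorname{Ad}(n_\delta)$ is unitary and commutes with $*$, it sends $e_\gamma$ to $ce_{s_\delta\gamma}$ and $f_\gamma$ to $\bar cf_{s_\delta\gamma}$ with $|c|=1$, so $n_\delta p_\gamma=p_{s_\delta\gamma}$. Let $\{i,j,l\}=\{1,2,3\}$.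
\begin{itemize}
\item Let $\alpha\in L$. Every root $\gamma\neq\pm\alpha$ has $\gamma(h_\alpha)\in\{0,\pm1\}$, so short root vectors have spin $\le\frac12$ and \eqref{eq:kappa-s} applies to $E_j$. The reflection $s_\alpha$ permutes the coordinates and changes an even number of signs, so it preserves each class up to signs. Hence $\kappa_\alpha E_j=0$.
\item Let $\beta$ be in class $i$ and $\gamma$ in class $j$. Then $\gamma(h_\beta)=\pm1$, and root strings in $F_4$ have length at most $3$, so $e_\gamma,f_\gamma$ have spin $\frac12$ and \eqref{eq:kappa-s} applies to $E_j$. The reflection $s_\beta$ preserves orthogonality, so it permutes the classes up to signs. It fixes class $i$, and $s_\beta\gamma=\gamma\mp\beta$ has inner product $\frac12$ with $\gamma$, so it exchanges the classes $j$ and $l$. Hence $\kappa_\beta E_j=2(E_j-E_l)$. There are four such $\beta$ for each $i\neq j$.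
\item Let $\beta,\gamma$ be in class $j$. If $\beta=\gamma$, then $\kappa_\beta p_\gamma\equiv4p_\gamma$ by \eqref{eq:k2}. If $\beta\neq\gamma$, then $\gamma(h_\beta)=0$ and $\gamma\pm\beta$ are long roots, so $e_\gamma$ and $f_\gamma$ are the middle vectors of modules of spin $1$, on which $e_\beta f_\beta=2$. By \eqref{eq:k3}, $\kappa_\beta p_\gamma\equiv8p_\gamma$. Summing over the four $\beta$ in class $j$ gives $(4+3\cdot8)E_j=28E_j$.
\end{itemize}
Altogether $\Omega E_j\equiv\frac12\bigl(28E_j+8(E_j-E_l)+8(E_j-E_i)\bigr)=22E_j-4E_i-4E_l$ modulo $Z$. The coefficient of $E_j$ in $\Omega w$ is thus $22k_j-4(k_i+k_l)=26k_j$. But $4h^\vee=2\cdot12+12$ by Example~\ref{ex:adjoint}, so $\Omega w=(4h^\vee+4)w=40w$. Hence all $k_j$ vanish and $w=0$.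
\end{proof}

\subsection{The weights $(2,2,2)$ of $C_3$ and $(2,2,2,2)$ of $C_4$}\label{ssec:square}
Here no single $\kappa_\alpha$ has a useful eigenline, but the commuting operators $\kappa_{2\varepsilon_1},\dots,\kappa_{2\varepsilon_n}$ have a joint eigenline of highest spins. The subalgebras $\mathfrak{sp}_4$ allow us to raise two spins at a time.

\begin{proposition}\label{prop:square}
For $\mathfrak g$ of type $C_n$ with $n\in\{3,4\}$, the space $V((2^n))[0]$ is irreducible.
\end{proposition}

\begin{proof}
Let $V=V((2^n))$, $(\varepsilon_i,\varepsilon_j)=\delta_{ij}$ and $S_{ij}=\kappa_{\varepsilon_i-\varepsilon_j}+\kappa_{\varepsilon_i+\varepsilon_j}$. Then $\Omega=2\sum_i\kappa_{2\varepsilon_i}+\sum_{i<j}S_{ij}$. With $\rho=(n,\dots,1)$, the scalar $(\lambda,\lambda+2\rho)=4n+2n(n+1)$ is $36$ for $n=3$ and $56$ for $n=4$.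

By (F2) the weights of $V$ have coordinates in $[-2,2]$, so the spin $j_i$ for $2\varepsilon_i$ on $V[0]$ is $0$ or $1$. The \emph{type} of a joint eigenvector of the $\kappa_{2\varepsilon_i}$ is $\tau=\{i:j_i=1\}$. The component of type $\{1,\dots,n\}$ is a line $\ell_0$: its dimension is the multiplicity in $V$ of the module of $\bigoplus_i\mathfrak{sl}_2^{2\varepsilon_i}$ with highest weight $(2^n)$, and $V[(2^n)]$ is the highest weight line. We show that every nonzero submodule $N$ of $V[0]$ contains $\ell_0$. Then $N$ and $N^\perp$ cannot both be nonzero, and $V[0]$ is irreducible.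

For $i<j$ let $\mathfrak{sp}_4^{ij}$ be the subalgebra with roots $\pm2\varepsilon_i,\pm2\varepsilon_j,\pm\varepsilon_i\pm\varepsilon_j$. On $V[0]$ its Casimir operator is $\Omega_{ij}=2\kappa_{2\varepsilon_i}+2\kappa_{2\varepsilon_j}+S_{ij}$. It commutes with all $\kappa_{2\varepsilon_l}$, so $\Omega_{ij}$ and $S_{ij}$ preserve types. The $\mathfrak{sp}_4^{ij}$-constituents of $V$ that meet $V[0]$ are among the four modules of Lemma~\ref{lem:22}. We read off from the table: if $(j_i,j_j)=(1,1)$, then $S_{ij}=20-16=4$; if $(j_i,j_j)=(1,0)$ or $(0,1)$, then $S_{ij}=12-8=4$; if $(j_i,j_j)=(0,0)$, then $S_{ij}=\Omega_{ij}$ has eigenvalues in $\{0,8,20\}$, and $20$ occurs only in $V(2,2)$.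

The submodule $N$ is the sum of its components $N_\tau$. Suppose $\ell_0\not\subset N$, and choose $\tau$ with $N_\tau\ne0$ and $k=|\tau|$ maximal; then $k<n$. Let $\{i,j\}$ be disjoint from $\tau$, and suppose that $S_{ij}$ has an eigenvector $w\in N_\tau$ with eigenvalue $20$. Write the $V(2,2)$-isotypic component for $\mathfrak{sp}_4^{ij}$ as $V(2,2)\otimes Y$, and let $v_{00},v_{11}\in V(2,2)[0]$ have spins $(0,0)$ and $(1,1)$. Then $w=v_{00}\otimes y$. By Lemma~\ref{lem:22} some element of $\mathcal C_{\mathfrak{sp}_4^{ij}}\subset\mathcal C$ sends $w$ to $v_{11}\otimes y$. This element commutes with the $\kappa_{2\varepsilon_l}$, $l\ne i,j$, so $v_{11}\otimes y\in N$ has type $\tau\cup\{i,j\}$, against the maximality of $k$. Hence $S_{ij}\le8$ on $N_\tau$ for such pairs, and for a unit vector $w\in N_\tau$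
\[
(\Omega w,w)\le8k+4\binom k2+4k(n-k)+8\binom{n-k}2 .
\]
For $n=3$ and $k=0,1,2$ the bound is $24,24,28$, which is less than $36$. For $n=4$ and $k=0,1,2,3$ it is $48,44,44,48$, which is less than $56$. This contradicts \eqref{eq:omega}.
\end{proof}

\subsection{Weyl group modules in type $E$}
The remaining modules have no weight $2\alpha$, so by \eqref{eq:kappa-s} the question is about representations of $W$, and we settle it by counting orbits. Roots have norm $2$. In the Bourbaki numbering of $E_n$ the nodes $1,3,4,\dots,n$ form a chain and node $2$ is attached to node $4$; the highest root is $\theta=\omega_2,\omega_1,\omega_8$ for $n=6,7,8$.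

\begin{lemma}\label{lem:trans}
\begin{itemize}
\item[(a)] Let $\Phi$ be simply laced, $\alpha_i$ a simple root, $J$ the set of the other simple roots and $W_J$ the group generated by their reflections. Then $W_J$ is transitive on the roots whose $\alpha_i$-coefficient is $1$.
\item[(b)] In types $E_6,E_7,E_8$ the group $W$ is transitive on roots, on ordered pairs of orthogonal roots, and on ordered pairs of roots with inner product $1$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The group $W_J$ preserves the $\alpha_i$-coefficient. Let $\beta$ have coefficient $1$; moving it by $W_J$ we may assume $(\beta,\alpha)\le0$ for $\alpha\in J$. Then $\beta-\alpha_i$ is a nonnegative combination of $J$, so $(\beta,\beta-\alpha_i)\le0$, that is, $(\beta,\alpha_i)\ge2$. This forces $\beta=\alpha_i$.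

(b) By (F5) we may assume that the first root is $\theta=\omega_i$. Then $(\theta,\beta)$ is the $\alpha_i$-coefficient of $\beta$, and $W_J$ fixes $\theta$. The roots orthogonal to $\theta$ form the system with base $J$, of type $A_5,D_6,E_7$, which is irreducible, so $W_J$ is transitive on them. It is transitive on the roots with $(\theta,\beta)=1$ by (a).
\end{proof}

By (b), the sums of two orthogonal roots form one $W$-orbit. Let $\sigma$ be its dominant element, of norm $4$. In Bourbaki coordinates,
\begin{align*}
E_6:\ \ &\omega_1+\omega_6=\varepsilon_8-\varepsilon_7-\varepsilon_6+\varepsilon_5=\beta_++\beta_-,\\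
&\qquad\beta_\pm=\tfrac12\bigl(\varepsilon_8-\varepsilon_7-\varepsilon_6+\varepsilon_5\pm(\varepsilon_4+\varepsilon_3+\varepsilon_2+\varepsilon_1)\bigr),\\
E_7:\ \ &\omega_6=(\varepsilon_5+\varepsilon_6)+(\varepsilon_8-\varepsilon_7),\\
E_8:\ \ &\omega_1=2\varepsilon_8=(\varepsilon_8+\varepsilon_7)+(\varepsilon_8-\varepsilon_7)
\end{align*}
are sums of two orthogonal roots. So $\sigma=\omega_1+\omega_6,\ \omega_6,\ \omega_1$ respectively.

\begin{proposition}\label{prop:sigma}
In types $E_6,E_7,E_8$ the space $V(\sigma)[0]$ is irreducible.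
\end{proposition}

\begin{proof}
We find $V(\sigma)$ as the complement of $V(2\theta)$ and of the trivial module in $S^2\mathfrak g$, and identify its zero weight space. We use the notation $p_\alpha$ and $q(\alpha)$ from the proof of Proposition~\ref{prop:long}.

\emph{Step 1: $S^2\mathfrak h=1\oplus S_0^2\mathfrak h$ with $S_0^2\mathfrak h$ irreducible under $W$.} Let $\Pi$ be the permutation module of $W$ on the pairs $\{\pm\alpha\}$. By Lemma~\ref{lem:trans}(b) there are three orbits on ordered pairs of such pairs, so $\dim\operatorname{End}_W\Pi=3$ and $\Pi=1\oplus A\oplus B$ with distinct irreducible summands. The equivariant map $\Pi\to S^2\mathfrak h$, $\{\pm\alpha\}\mapsto\alpha^2$, is onto. Indeed, let $q$ be orthogonal to its image, so the quadratic form $q$ vanishes on all roots, and let $b$ be the bilinear form with $q(x)=b(x,x)$. Two distinct simple roots $\alpha,\alpha'$ are the ends of a path in the Dynkin diagram. If $\Sigma$ is the sum of the simple roots on the path, then $\Sigma$, $\Sigma-\alpha$, $\Sigma-\alpha'$ and $\Sigma-\alpha-\alpha'$ are roots or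 $0$, and
\[
2b(\alpha,\alpha')=q(\Sigma)-q(\Sigma-\alpha)-q(\Sigma-\alpha')+q(\Sigma-\alpha-\alpha')=0 .
\]
So $q=0$. Now $S^2\mathfrak h$ has dimension $21,28,36$ and $\Pi$ has dimension $36,63,120$. Thus $S^2\mathfrak h$ is a proper quotient of $\Pi$ which contains $1$ properly, and it is $1\oplus A$ or $1\oplus B$.

\emph{Step 2: $S^2\mathfrak g=V(2\theta)\oplus1\oplus V(\mu)$ with $V(\mu)[0]\cong S^2_0\mathfrak h$.} Let $C'$ be the orthogonal complement of $V(2\theta)$. By Proposition~\ref{prop:short} and \eqref{eq:u}, $C'[0]$ is the orthogonal complement of the $u_\alpha=\alpha^2-2p_\alpha$, namely $\{q+\sum_{\alpha>0}q(\alpha)p_\alpha\}$. The projection to $q$ is an isomorphism of $W$-modules $C'[0]\cong S^2\mathfrak h$. Every simple constituent of $C'$ has a nonzero zero weight space by (F1), and the invariant form gives a trivial constituent. By Step 1 there is exactly one other constituent $V(\mu)$, its zero weight space is $S^2_0\mathfrak h$, and $\mu\neq0$. Also $\mu\ne2\theta$, as the weight $2\theta$ has multiplicity one in $S^2\mathfrak g$.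

\emph{Step 3: $\mu$ is good.} The map $S^2\Theta$ sends $V(\mu)$ to a submodule isomorphic to $V(\mu)^*$, which is neither trivial nor isomorphic to the self-dual module $V(2\theta)$. So $V(\mu)$ is self-dual, and \eqref{eq:twist} applies. The map $S^2\Theta$ fixes $S^2\mathfrak h$ and every $p_\alpha$, so it is $+1$ on $S^2\mathfrak g[0]$.

\emph{Step 4: $\mu=\sigma$.} A nonzero weight of $S^2\mathfrak g$ is a root, or $\alpha+\beta$ with $(\alpha,\beta)=0$ or $1$, or $2\alpha$. The last case gives $\mu=2\theta$, which is excluded. If $\mu$ is a root, then $\mu=\theta$ and $\dim V(\mu)[0]=6,7,8$, whereas $\dim S^2_0\mathfrak h=20,27,35$. If $\mu=\alpha+\beta$ with $(\alpha,\beta)=1$, then $\beta$ and $\alpha-\beta$ are simple roots of a closed $A_2$, and $\mu=2\beta+(\alpha-\beta)$ has inner products $3$ and $0$ with them. By (F2) and Lemma~\ref{lem:A2}, $\mu$ is bad, against Step 3. So $\mu=\sigma$.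

Since $|2\alpha|^2=8>4$, no $2\alpha$ is a weight of $V(\sigma)$, and irreducibility under $W$ gives irreducibility under $\mathcal C$ by \eqref{eq:kappa-s}.
\end{proof}

\begin{proposition}\label{prop:56}
In type $E_7$ the space $V(2\omega_7)[0]$ is irreducible.
\end{proposition}

\begin{proof}
The $56$-dimensional module $M=V(\omega_7)$ is minuscule: its weights form the single orbit $W\omega_7$, of norm $\frac32$. A self-dual simple module $V(\lambda)$ is symplectic exactly when $\langle\lambda,2\rho^\vee\rangle$ is odd, with $2\rho^\vee$ the sum of the positive coroots, and $\langle\omega_7,2\rho^\vee\rangle=27$. So $S^2M\cong\mathfrak{sp}(M)$ contains $\mathfrak g$, and it also contains $V(2\omega_7)$, which is not isomorphic to $\mathfrak g=V(\omega_1)$.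

The space $S^2M[0]$ is the direct sum of the lines $M[\mu]M[-\mu]$, which $W$ permutes transitively. An endomorphism commuting with $W$ is determined by one matrix entry for each orbit of $W$ on ordered pairs of lines, so we count these orbits. Take $\mu=\omega_7$ and a weight $\nu\neq\pm\mu$. Since $\mu-\nu\in Q$, we have $(\mu,\nu)\in\frac12+\mathbb Z$, and $|(\mu,\nu)|<\frac32$, so after a change of sign $(\mu,\nu)=\frac12$. Then $\mu-\nu\in Q$ has norm $2$, so it is a root, and its $\alpha_7$-coefficient is $(\mu,\mu-\nu)=1$. By Lemma~\ref{lem:trans}(a) the group $W_J$, which fixes $\mu$, is transitive on these roots, hence on these $\nu$. So there are two orbits, and $S^2M[0]$ has at most two irreducible $W$-constituents. As $\mathfrak g[0]$ and $V(2\omega_7)[0]$ are independent nonzero $W$-submodules, both are irreducible. The weights of $V(2\omega_7)$ have norm at most $6<8$, so \eqref{eq:kappa-s} applies.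
\end{proof}

\section{Bad weights in the exceptional types}\label{sec:exceptional}

Each of $E_6,E_7,E_8,F_4$ has a large closed subsystem $\Psi$ with a component of type $D$ or $B$, and Corollary~\ref{cor:extremal} tests a weight $\lambda$ at \emph{every} point of $W\lambda\cap\mathbb Z\Psi$. We first show that this set is not empty, so that a good $\lambda$ is conjugate to a weight on one of the classical lists. Then we move each such weight by $W$ and see whether it leaves the list. Call a $W$-orbit bad if its dominant element is bad. In type $D$, a vector with a zero coordinate is conjugate under $W(D_m)$ to the vector of the absolute values of its coordinates in decreasing order.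

\begin{proposition}\label{prop:exc}
A good weight $\lambda\neq0$ is $\theta$, $2\theta$ or $\sigma$ in types $E_6$ and $E_8$; it is $\theta$, $2\theta$, $\sigma$ or $2\omega_7$ in type $E_7$; and it is $\omega_4$, $2\omega_4$, $\omega_1$ or $2\omega_1$ in type $F_4$.
\end{proposition}

The proof occupies the four subsections below. In type $E$, ``by transitivity'' refers to Lemma~\ref{lem:trans}(b): a combination $a\alpha+b\beta$ of two roots may be replaced by $a\alpha'+b\beta'$ whenever $(\alpha,\beta)=(\alpha',\beta')\in\{0,1\}$.

\subsection{$E_8\supset D_8$}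
The roots are the $\pm\varepsilon_i\pm\varepsilon_j$, which form $\Psi=D_8$, and the $\frac12(\pm1,\dots,\pm1)$ with an even number of minus signs. The elements of $Q$ with integral coordinates form $\mathbb Z\Psi$; the others have all coordinates in $\frac12+\mathbb Z$.

Every orbit in $Q$ meets $\mathbb Z\Psi$. Indeed, let $x\in Q\setminus\mathbb Z\Psi$. If $(x,\beta)$ is odd for some root $\beta\notin\Psi$, then $s_\beta x=x-(x,\beta)\beta\in\mathbb Z\Psi$. If all these numbers were even, comparing two roots $\beta$ that differ by the signs at $i$ and $j$ would show that $x_i+x_j$ and $x_i-x_j$ are even, and then $x_i\in\mathbb Z$.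

By Corollary~\ref{cor:extremal} and Proposition~\ref{prop:D}, if $\lambda\ne0$ is good then every $\Psi$-dominant point of $W\lambda\cap\mathbb Z\Psi$ is one of $(1^2),(1^4),(1^6),(1^8),(1^7,-1),(2r),(2,2)$. We go through this list.
\begin{itemize}
\item $(1,1)\sim\theta$, and $(2,2)\sim(1^8)=2\cdot\frac12(1^8)\sim2\theta$.
\item $(1^4)=(\varepsilon_1+\varepsilon_2)+(\varepsilon_3+\varepsilon_4)$ and $(2)=(\varepsilon_1+\varepsilon_2)+(\varepsilon_1-\varepsilon_2)$ are conjugate to $\sigma$. Hence $(2r)\sim(r^4)$, which is not on the list for $r\ge2$: bad.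
\item $(1^6)=\frac12(1^6,1,1)+\frac12(1^6,-1,-1)$ is a sum of two roots with inner product $1$. By transitivity it is conjugate to $(\varepsilon_1+\varepsilon_2)+(\varepsilon_1+\varepsilon_3)=(2,1,1)$: bad.
\item $(1^7,-1)$ has inner product $1$ with the root $\frac12(1^4,(-1)^4)$, and the reflection gives $((\frac12)^4,(\frac32)^3,-\frac12)$. This has inner product $3$ with $\frac12(1^8)$, and the reflection gives $((-1)^4,0^3,-2)\sim(2,1^4)$: bad.
\end{itemize}

\subsection{$E_7\supset D_6\oplus A_1$}
The roots of $E_8$ orthogonal to $\varepsilon_7-\varepsilon_8$ form $E_7$. With $\delta=\varepsilon_7+\varepsilon_8$ they are the $\pm\varepsilon_i\pm\varepsilon_j$ ($i,j\le6$) and $\pm\delta$, which form $\Psi=D_6\oplus A_1$, and the $\frac12(\pm1,\dots,\pm1)\pm\frac12\delta$ with an even number of minus signs among the six coordinates. Two roots outside $\Psi$ differ by an element of $\mathbb Z\Psi$, and $-\beta\notin\Psi$ if $\beta\notin\Psi$. So $\mathbb Z\Psi$ has index $2$ in $Q$, and the elements of the other coset have their six coordinates in $\frac12+\mathbb Z$. The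 argument given for $E_8$ shows, word for word, that every orbit in $Q$ meets $\mathbb Z\Psi$.

Write $(y;m)=y+m\delta$ with $y$ in the root lattice of $D_6$. If $\lambda$ is good, then for every point $(y;m)$ of $W\lambda$ with $y$ dominant for $D_6$ and $m\ge0$,
\[
y\in\mathcal L=\{0,\ (1,1),\ (1^4),\ (1^6),\ (1^5,-1),\ (2r),\ (2,2)\}.
\]
No member of $\mathcal L$ has exactly three nonzero coordinates, and those with exactly two are $(1,1)$ and $(2,2)$.

Points such as $(1^4;m)$ are combinations of three orthogonal roots, and $W$ is not transitive on such triples, so we classify them. By transitivity an ordered orthogonal triple may be taken to begin with $(\delta,\varepsilon_1+\varepsilon_2)$. The roots orthogonal to both are $\pm(\varepsilon_1-\varepsilon_2)$ and the system $D_4$ on $\varepsilon_3,\dots,\varepsilon_6$, and the reflections in these roots have two orbits on them. So there are at most two orbits of triples. Say that a triple has \emph{type I} if its half-sum lies in the weight lattice, and \emph{type II} otherwise; the type is $W$-invariant and independent of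 the order. The triple $(\delta,\varepsilon_1+\varepsilon_2,\varepsilon_1-\varepsilon_2)$ has half-sum $\varpi=\varepsilon_1+\frac12\delta$, whose inner products with all roots lie in $\{0,\pm1\}$, so it has type I. The following triples have type II, their half-sums having non-integral inner product with the root indicated:
\begin{align*}
&(\varepsilon_1+\varepsilon_2,\ \varepsilon_3+\varepsilon_4,\ \delta) &&\text{$\tfrac12$ with $\varepsilon_1+\varepsilon_5$,}\\
&(\varepsilon_1+\varepsilon_2,\ \varepsilon_1-\varepsilon_2,\ \varepsilon_3+\varepsilon_4)&&\text{$\tfrac12$ with $\varepsilon_3+\varepsilon_5$,}\\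
&(\varepsilon_1+\varepsilon_2,\ \varepsilon_3+\varepsilon_4,\ \varepsilon_5+\varepsilon_6)&&\text{$\tfrac32$ with $\beta_0:=\tfrac12(1^6)+\tfrac12\delta$.}
\end{align*}
So each type is exactly one orbit of ordered triples. The dominant conjugate of $\varpi$ has inner product $1$ with $\theta$, and $\alpha_7$ is the only simple root with coefficient $1$ in $\theta$, so $\varpi\sim\omega_7$, and the roots orthogonal to $\varpi$ form a system $E_6$. Finally $(\varpi,\beta_0)=1$ and $s_{\beta_0}\varpi=\frac12(1,(-1)^5)$, so $\varpi\sim\varpi':=\frac12(1^5,-1)$.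

We go through the points $x=(y;m)$ with $y\in\mathcal L$, $m\ge0$.
\begin{itemize}
\item $y=0$. Then $x\sim(m,m;0)$, which is bad unless $m\le2$, when $x\sim0,\theta,2\theta$.
\item $y=(1,1)$. By transitivity $x\sim(\varepsilon_1+\varepsilon_2)+m(\varepsilon_1-\varepsilon_2)\sim(m+1,|m-1|;0)$. This is bad unless $m=0$, $x\sim\theta$, or $m=1$, $x\sim\sigma$.
\item $y=(2r)$. Then $x$ has coefficients $r,r,m$ on a triple of type I, and permuting the triple gives $x\sim r(\varepsilon_1+\varepsilon_2)+m(\varepsilon_1-\varepsilon_2)+r\delta\sim(r+m,|r-m|;r)$. This is bad unless $m=0$ and $r\le2$, or $m=r$. If $(r,m)=(1,0)$, then $x\sim\sigma$. If $(r,m)=(2,0)$, then $x\sim2(\varepsilon_1+\varepsilon_2)+2(\varepsilon_3+\varepsilon_4)=(2^4;0)$: bad. If $m=r$, then $x=2r\varpi\sim2r\varpi'=(r^5,-r;0)$, which is bad for $r\ge2$; for $r=1$, $x\sim2\omega_7$.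
\item $y=(2,2)$. By transitivity $x\sim(2+m,|2-m|;0)$. This is bad unless $m=0$, $x\sim2\theta$, or $m=2$, when it is $(4;0)$, found bad in the previous item.
\item $y=(1^4)$. Then $x$ has coefficients $1,1,m$ on the first triple of type II. For $m=0$, $x\sim\sigma$. For $m\ge1$, passing to the second triple gives $x\sim(2,0,m,m;0)$, with three nonzero coordinates: bad.
\item $y=(1^6)$. For $m=0$, $x$ is the sum of the third triple of type II, so $x\sim(2,0,1,1;0)$: bad. For $m=1$, $x=2\beta_0\sim2\theta$. For $m\ge2$, $x=2\beta_0+(m-1)\delta$ with $(\beta_0,\delta)=1$, so $x\sim2(\varepsilon_1+\varepsilon_2)+(m-1)(\varepsilon_1+\varepsilon_3)=(m+1,2,m-1;0)$: bad.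
\item $y=(1^5,-1)$. Then $x=2\varpi'+m\delta$ with $(\varpi',\delta)=0$. For $m=0$, $x\sim2\omega_7$. Let $m\ge1$. Conjugate $\varpi'$ to $\varpi$; the reflections in the roots orthogonal to $\varpi$ fix $\varpi$ and act transitively on these roots by (F5). So $x\sim2\varpi+m(\varepsilon_2+\varepsilon_3)=(2,m,m;1)$: bad.
\end{itemize}

\subsection{$E_6\supset D_5$}
Here $\Psi=D_5$ has rank $5$, the subalgebra $\mathfrak l$ has a center, and the orbit must meet the lattice $\mathbb Z\Psi$ of smaller rank. This is where self-duality of $\lambda$ is used. Let $\lambda=-w_0\lambda\in Q$. The automorphism $-w_0$ exchanges the nodes $1,6$ and $3,5$ and fixes $2,4$, so the $(-1)$-eigenspace $E$ of the involution $w_0$, which contains $\lambda$, has dimension $4$. The pointwise stabilizer in $W$ of a subspace is generated by the reflections it contains, and the corresponding roots form a subsystem conjugate to one spanned by simple roots. We apply this to $E^\perp$, which $w_0$ fixes pointwise. So $w_0\in W(\Psi_0)$ with $\Psi_0=\Phi\cap E$. Since $W(\Psi_0)$ fixes the vectors orthogonal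 to $\Psi_0$ and $w_0=-1$ on $E$, the set $\Psi_0$ spans $E$, and $-1\in W(\Psi_0)$. Thus $\Psi_0$ corresponds to four nodes of the diagram, its components have type $A$ or $D_4$, and $-1\in W(A_k)$ only for $k=1$. The type $4A_1$ does not occur: the six nodes are covered by the edges $\{1,3\},\{2,4\},\{5,6\}$, so at most three nodes are pairwise non-adjacent. So $\Psi_0$ is conjugate to the system $D_4$ on the nodes $2,3,4,5$. A base of $\Psi_0$ is part of a base of $\Phi$, so $Q\cap E=\mathbb Z\Psi_0$, and $\lambda$ is conjugate to a point of the root lattice of this standard $D_4$.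

Let $\Psi=D_5$ be spanned by the nodes $1,\dots,5$, with coordinates $\alpha_1=\varepsilon_1-\varepsilon_2$, $\alpha_3=\varepsilon_2-\varepsilon_3$, $\alpha_4=\varepsilon_3-\varepsilon_4$ and $\alpha_2,\alpha_5=\varepsilon_4\mp\varepsilon_5$. It contains the standard $D_4$, so $W\lambda$ meets $\mathbb Z\Psi$. By Corollary~\ref{cor:extremal} and Proposition~\ref{prop:D}, if $\lambda\neq0$ is good then every $\Psi$-dominant point of $W\lambda\cap\mathbb Z\Psi$ is one of $(1,1),(1^4),(2r),(2,2)$. Here $(1,1)\sim\theta$, $(2,2)\sim2\theta$ and $(1^4)\sim(2)\sim\sigma$. For $r\ge2$, $(2r)\sim(r^4)$ is not on the list: bad.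

\subsection{$F_4\supset B_4$}
The roots are as in the proof of Proposition~\ref{prop:long}. Those with integral coordinates form $\Psi=B_4$, with $\mathbb Z\Psi=\mathbb Z^4$, and $Q=\mathbb Z^4\cup(\mathbb Z^4+\frac12(1^4))$. Let $x\in Q\setminus\mathbb Z^4$ and $\beta=\frac12(\epsilon_1,\dots,\epsilon_4)$ with signs $\epsilon_i$. Then $s_\beta x=x-(\sum\epsilon_ix_i)\beta$. Changing one sign $\epsilon_i$ changes the integer $\sum\epsilon_ix_i$ by the odd number $\pm2x_i$, so for a suitable $\beta$ it is odd and $s_\beta x\in\mathbb Z^4$. By Corollary~\ref{cor:extremal} and Proposition~\ref{prop:B}, a good $\lambda\ne0$ is conjugate to $(1^c)$, $(r)$ or $(2,2)$. Here $(1)=\omega_4=\theta_s$, $(1,1)=\omega_1=\theta$, $(1^4)=2\cdot\frac12(1^4)\sim(2)=2\omega_4$ and $(2,2)=2\omega_1$. Two cases remain, and both fall to Lemma~\ref{lem:A2}.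
\begin{itemize}
\item $(1,1,1,0)$. The reflection in $\frac12(1,1,-1,1)$ gives $(\frac12,\frac12,\frac32,-\frac12)\sim\nu:=(\frac32,\frac12,\frac12,\frac12)$. The short roots $\alpha=\frac12(1,1,1,1)$ and $\beta=\frac12(1,-1,-1,-1)$ have $(\alpha,\beta)=-\frac12$ and are simple roots of a subsystem $A_2$. It is closed, because a sum of two of its roots that is neither $0$ nor in the subsystem has norm $3$ or $4$. Now $\nu=2\alpha+\beta$ is extremal with $(\nu,\alpha)=\frac32$ and $(\nu,\beta)=0$, so by (F2) a vector of weight $\nu$ is killed by $e_\alpha$ and $e_\beta$: bad.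
\item $(r)=r\omega_4$ with $r\ge3$. By Lemma~\ref{lem:sum} it suffices to treat $r=3$. Let $\alpha=\varepsilon_1-\varepsilon_2$ and $\beta=\varepsilon_2-\varepsilon_3$; they span a closed $A_2$, the set of all roots in their span. The weights $\varepsilon_1$ and $\frac12(1,-1,-1,\pm1)$ of $V(\omega_4)$ are extremal and have inner product $1$ with $\alpha$ and $0$ with $\beta$. The product of the three weight vectors is a nonzero vector in $V(3\omega_4)$, killed by $e_\alpha$ and $e_\beta$, of weight $(2,-1,-1,0)=2\alpha+\beta$: bad.
\end{itemize}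
This completes the proof of Proposition~\ref{prop:exc}.

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

For the infinite families in the table we obtain irreducibility from Theorem~\ref{thm:known}, and for this we must know that they are good.

\begin{lemma}\label{lem:rows}
Let $\mathfrak g$ be of type $B_n$ $(n\ge2)$, $C_n$ $(n\ge2)$ or $D_n$ $(n\ge4)$, and let $m\geq1$, with $m$ even in types $C$ and $D$. Then the weight $(m)$ is good and $V((m))[0]$ is irreducible.
\end{lemma}

\begin{proof}
The weight $(m)$ is self-dual and lies in $Q$. The module $V((m))$ occurs once in $S^m\mathbb C^N$, so by \eqref{eq:twist} it suffices to show that $S^m\phi$ is a scalar on $S^m\mathbb C^N[0]$, where $\phi=\Theta_{\mathbb C^N}$. We have $\phi v_i=a_iv_{-i}$, $\phi v_{-i}=b_iv_i$ and $\phi v_0=\zeta v_0$, and $\phi^2$ is a scalar $c$, so $a_ib_i=c=\zeta^2$. A monomial $\prod_i(v_iv_{-i})^{m_i}v_0^{\,b}$ of degree $m$ is multiplied by $c^{(m-b)/2}\zeta^b$. This is $\zeta^m$ in type $B$ and $c^{m/2}$ in types $C,D$, independently of the monomial. So $(m)$ is good. It has $\lambda_i=0$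 for $i>1$, hence for $i>n/2$, and Theorem~\ref{thm:known} gives irreducibility.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
In types $A$ and $G_2$ the equivalence is Theorem~\ref{thm:known}. For $\lambda=0$ the space $V[0]$ is a line and both conditions hold. So let $\mathfrak g$ be of one of the types in the table, which are all the remaining ones, and let $\lambda\neq0$. If $V[0]$ is irreducible, then $\lambda$ is good by Lemma~\ref{lem:easy}. If $\lambda$ is good, then it is in the table by Propositions~\ref{prop:C2}, \ref{prop:D}, \ref{prop:B}, \ref{prop:C} and \ref{prop:exc}. All weights in the table are self-dual by (F3) and lie in $Q$. It remains to see that $V(\lambda)[0]$ is irreducible for each of them.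
\begin{itemize}
\item $B_n$: $(1^c)$ by Proposition~\ref{prop:exterior}, $(r)$ by Lemma~\ref{lem:rows}, $(2,2)=2\theta$ by Proposition~\ref{prop:long}.
\item $C_2$: $(2r,0)$ by Lemma~\ref{lem:rows} for $\mathfrak{sp}_4$, and $(r,r)$, which is the weight $(r,0)$ of $\mathfrak{so}_5$, by Lemma~\ref{lem:rows} for $\mathfrak{so}_5$.
\item $C_n$: $(1^{2k})$ by Proposition~\ref{prop:exterior}, $(2r)$ by Lemma~\ref{lem:rows}, $(2,2)=2\theta_s$ by Proposition~\ref{prop:short}, $(2,2,2)$ and $(2,2,2,2)$ by Proposition~\ref{prop:square}.
\item $D_n$: $(1^{2k})$ and $(1^{n-1},\pm1)$ by Proposition~\ref{prop:exterior}, $(2r)$ by Lemma~\ref{lem:rows}, $(2,2)=2\theta$ by Proposition~\ref{prop:short}. For $n=4$ the fundamental weights $(1)$ and $\frac12(1,1,1,\pm1)$ are permuted transitively by diagram automorphisms, so $(r,r,r,\pm r)$ is an image of $(2r)$, and twisting preserves irreducibility.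
\item $E_6,E_7,E_8$: $\theta$ and $2\theta$ by Proposition~\ref{prop:short}, $\sigma$ by Proposition~\ref{prop:sigma}, $2\omega_7$ by Proposition~\ref{prop:56}.
\item $F_4$: $\omega_4=\theta_s$ and $2\omega_4$ by Proposition~\ref{prop:short}, $\omega_1=\theta$ by Example~\ref{ex:adjoint}, $2\omega_1$ by Proposition~\ref{prop:long}.
\end{itemize}
Thus irreducibility of $V[0]$, goodness of $\lambda$ and membership in the table are equivalent.
\end{proof}

\begin{thebibliography}{9}
\bibitem{MTL} J.~J.~Millson and V.~Toledano-Laredo, \emph{Casimir Operators and Monodromy Representations of Generalised Braid Groups}, arXiv:math/0305062 (2003).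
\end{thebibliography}
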